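# Successful Pressing Paths and Their Metagraph

## 1. Pressing paths, common subsequences, metagraphs

**Definition 1 (pressing).** A *black-and-white graph* is a finite simple graph $G(V,E)$ whose vertices are colored black and white. A black vertex $v$ can be *pressed*: all neighbors of $v$ change color; every pair of neighbors of $v$ changes connectivity (joined pairs become unjoined, unjoined pairs become joined); finally $v$ becomes an isolated white vertex. The aim is to reach the all-white graph without edges.

Example. Let $G$ be the path $a-b-c$ with three black vertices. Pressing $a$ turns $b$ white and isolates $a$; what is left is the edge $bc$ with $b$ white, $c$ black. Pressing $c$ makes $b$ black and isolated, and pressing $b$ finishes. If we press $b$ first instead, then $a$ and $c$ turn white and become joined. No black vertex is left but an edge is, so the game is lost. I call this graph *the black path*; it will return.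

**Definition 2 (pressing paths).** A *pressing path* is a word over the alphabet $V$; its length is its number of letters. It is *valid* if each letter is black at the moment it is pressed, and *successful* if it is valid and ends in the all-white edgeless graph.

Example. The black path has exactly two successful pressing paths, $acb$ and $cab$: we saw that $b$ cannot come first, after $a$ the only black vertex is $c$, after that only $b$, and the same holds with $a,c$ exchanged.

Two facts are known. If every component of $G$ contains a black vertex, a successful pressing path exists. All successful pressing paths of $G$ have the same length, which I call $r$. Both will also drop out of our tools, in Sections 4 and 5. Isolated white vertices play no role (they are never pressed), so it suffices that every component *with an edge* contains a black vertex.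

**Definition 3 (longest common subsequence).** $\mathrm{LCS}(P,P')$ is the largest length of a word that can be obtained both from $P$ and from $P'$ by deleting letters. Example: $\mathrm{LCS}(acb,cab)=2$, attained by $ab$ and by $cb$.

**Definition 4 (metagraph).** The vertices of the metagraph $M$ of $G$ are the successful pressing paths of $G$. Two of them, $P$ and $P'$, are joined if their longest common subsequence is at most $4$ less than the common length, that is, $\mathrm{LCS}(P,P')\ge r-4$.

Example. For the black path, $r=3$ and $M$ is a single edge. More generally, if $r\le 4$ the condition $\mathrm{LCS}\ge r-4$ is empty, so $M$ is complete.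

Now the question, from Bixby, Flint and Miklós, "Proving the Pressing Game Conjecture on Linear Graphs", arXiv:1303.6799 (2013), can be posed: *if each component of $G$ contains a black vertex, is $M$ connected?* In plain words: can we travel between any two winning sequences through winning sequences, changing little at each move? The answer is yes, and the number $4$ cannot be lowered.

**Theorem 1.** If every component of $G$ containing an edge contains a black vertex, then $M$ is connected. In particular the conjecture holds.

**Theorem 2.** For every $r\ge 7$ there is a graph satisfying the hypothesis of the conjecture, with common length $r$, for which the metagraph defined with $\mathrm{LCS}\ge r-3$ is disconnected.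

## 2. The graphs $G_m$: exactly four letters are lost

We start by hand, with a family that proves Theorem 2 and is also the best picture to keep in mind for Theorem 1.

Let $m\ge 3$ be odd. The graph $G_m$ has black vertices $u,v$, white vertices $f,e,b_1,\dots,b_m$, and edges $uv,uf,vf,fe$, all $eb_i$, all $vb_i$, all $b_ib_j$. It is connected. We determine all its successful paths. Say that a move is *losing* if it creates an all-white component with an edge: nothing in such a component can ever be pressed or changed.

**First letter $u$.** The neighbors of $u$ are $v,f$. After pressing, $v$ is white, $f$ is black, and the edge $vf$ is gone. Only $f$ is black; its only neighbor is now $e$. Pressing $f$ makes $e$ black, and only $e$ is black. Pressing $e$ makes all $b_i$ black and pairwise nonadjacent; each $b_i$ is joined to the white vertex $v$ and to nothing else. Pressing a $b_i$ isolates it and flips the color of $v$. Suppose $v$ is black while $t\ge1$ of the $b$'s are left. Then $m-t$ is odd, so $t$ is even and $t\ge2$, and pressing $v$ would turn the remaining $b$'s into a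 white clique: losing. So all $b_i$ must be pressed first; then $v$ has been flipped $m$ times, $m$ is odd, so $v$ is black and is pressed last. With $\pi$ running over all orderings of $b_1,\dots,b_m$, these paths are
$$u\,f\,e\,\pi\,v .$$

**First letter $v$.** The neighbors of $v$ are $u,f,b_1,\dots,b_m$. Afterwards $u$ is white, $f$ and all $b_i$ are black, $e$ is still white. Among the neighbors, $uf$ and all $b_ib_j$ disappear, all $ub_i$ and $fb_i$ appear. So the edges are $fe$ and $ub_i,fb_i,eb_i$. Call this state $A_m$, and in general $A_t$ ($t$ odd) the same with $t$ of the $b$'s left. In $A_t$ the black vertices are $f$ and the $b$'s. Pressing $f$ (neighbors $e$ and the $b$'s) turns the $b$'s white, joins them to each other, removes the edges $eb$, and leaves the edges $ub$: then $u$ and the $b$'s form an all-white component, losing. Pressing a $b$ (neighbors $u,f,e$) gives the state $B_{t-1}$: $u$ black, $f$ white, $e$ black, the remaining $b$'s black, edges $uf,ue$ and all $ub,fb,eb$.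

In $B_{t'}$ with $t'\ge 2$ even: pressing $u$ (neighbors $f,e$ and the $b$'s) leaves the $b$'s as a separate white clique, losing. Pressing $e$ (neighbors $u$ and the $b$'s) makes everything white while edges remain, losing. Pressing a $b$ gives $A_{t'-1}$. In $B_0$ the edges are $uf,ue$: pressing $e$ leaves the white edge $uf$, losing; pressing $u$ makes $f$ black, $e$ white and creates the edge $fe$, then $f$ and then $e$ are forced. These paths are
$$v\,\pi\,u\,f\,e .$$

**Proof of Theorem 2.** Both families are nonempty and $r=m+4$. Take a common subsequence of $ufe\,\pi\,v$ and $v\,\pi'\,ufe$. It cannot contain both a $b_i$ and a letter of $\{u,f,e\}$, since these come in opposite orders. If it contains $v$, it contains nothing else. So its length is at most $\max(3,m)=m=r-4$. Hence with $\mathrm{LCS}\ge r-3$ the two families are not joined, and these are all successful paths. This settles all odd $r=m+4\ge7$.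

For even $r\ge8$ add an isolated black vertex $o$ to $G_m$ with $m=r-5$ (odd, at least $3$). Successful paths are those of $G_m$ with $o$ inserted anywhere, so the common length is $m+5=r$. Deleting $o$ lowers an LCS by at most $1$. If a path from one family (with $o$ inserted) and one from the other had $\mathrm{LCS}\ge r-3$, we would get a common subsequence of length at least $r-4$ for $G_m$, but the maximum there is $m=r-5$. $\blacksquare$

## 3. Induction on the first letter, and a tail that does not exist

For Theorem 1 the natural plan is induction on the number of vertices. Successful paths with a fixed first letter $u$ have the form $uP$, with $P$ successful after $u$ has been pressed. By induction the $P$'s form a connected metagraph, and putting $u$ in front raises both $r$ and every LCS by one. So all paths with first letter $u$ lie together. It remains to connect different first letters $u$ and $v$.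

The obvious way: find two short valid words $\sigma=u\dots$ and $\tau=v\dots$ using the *same set* $T$ of letters, with LCS at least $|T|-4$. We shall see that the position after a valid word depends only on its set of letters. So $\sigma$ and $\tau$ lead to the same position, and a common tail $R$ that wins from there gives successful paths $\sigma R$, $\tau R$ that are joined in $M$.

This stops exactly where the position after $T$ has been lost. On $G_3$ take $T=\{u,f,e,b_1,v\}$, $\sigma=ufeb_1v$, $\tau=vb_1ufe$. By Section 2 both are valid: in the second, $vb_1$ leads to $B_2$, where $u$ is black, and then $f$, $e$ become black in turn. They share $ufe$, so only two letters are lost. But the position afterwards is the white edge $b_2b_3$, and there is no tail. No better choice of $T$ exists: on $G_m$ every path from $u$ ends in $v$ and every path from $v$ ends in $e$, so a nonempty common tail is impossible.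

Two things come to the rescue. First, a failed link is very informative: in a minimal counterexample it forces *every* vertex outside $T$ to be white in the position after $T$ (Lemma 4 below), and the graph becomes rigid. Second, on $G_m$ the joined paths $ufe\,\pi\,v$ and $v\,\pi\,ufe$ press the white clique $b_1,\dots,b_m$ as one *block*, at a moment when it is still attached to the rest. We need an algebraic language in which such blocks can be pressed without following every edge.

## 4. Rooted graphs and vectors over $\mathbb F_2$

All functions take values in $\mathbb F_2$, sets are identified with their indicator functions, and $[\cdot]$ is $1$ if the condition in the brackets holds, else $0$. Put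
$$(a\wedge b)(x,y)=a(x)b(y)+a(y)b(x).$$
So $\wedge$ is biadditive and symmetric, and $a\wedge a=0$.

**Definition 5 (rooted graph).** A *rooted graph* $S=(\omega;\varphi)$ on $V$ is a simple graph on $V\cup\{\infty\}$; here $\omega$ is the adjacency on $V$, and $\varphi(x)=1$ iff $\infty\sim x$. The function $\varphi$ is the *root label*. $N(x)$ is the neighborhood of $x$ in the graph on $V\cup\{\infty\}$ (it may contain $\infty$), and $\omega_x=\omega(x,\cdot)$. To a black-and-white graph $G$ we assign $\varphi(x)=1$ iff $x$ is black, and $\omega(x,y)=[xy\in E(G)]+\varphi(x)\varphi(y)$ for $x\neq y$. So edges between two black vertices are complemented, everything else is kept, and $G$ can be recovered.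

Example. For the black path: $\infty\sim a,b,c$, and $a\sim c$ is the only other edge. For $G_m$: $N(u)=\{\infty,f\}$, $N(v)=\{\infty,f,b_1,\dots,b_m\}$ (the edge $uv$ disappears), and the edges $fe$, $eb_i$, $b_ib_j$ are as before.

**The pressing formula.** *Purpose: see what pressing does to a rooted graph.* We delete $v$ after pressing it, as it is then isolated. For $v\in N(\infty)$,
$$S/v=(\omega+\varphi\wedge\omega_v;\ \omega_v)\quad\text{on }V\setminus v. \tag{4.1}$$
Let $A$ be the symmetric matrix with $A_{xx}=\varphi(x)$ and $A_{xy}=\omega(x,y)+\varphi(x)\varphi(y)$ for $x\ne y$, so $A_{xy}=[xy\in E(G)]$. Pressing $v$ replaces $A_{xy}$ by $A_{xy}+A_{xv}A_{yv}$: for $x=y$ this flips the colors of neighbors, for $x\neq y$ it flips pairs of neighbors, and row $v$ becomes $A_{vy}+A_{vv}A_{vy}=0$. As $\varphi(v)=1$, $\omega_v(x)=A_{xv}+\varphi(x)$. The new diagonal is $\varphi(x)+A_{xv}=\omega_v(x)$. The new $\omega$ is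
$$A_{xy}+A_{xv}A_{yv}+\omega_v(x)\omega_v(y),\qquad A_{xv}A_{yv}=(\omega_v(x)+\varphi(x))(\omega_v(y)+\varphi(y)),$$
which equals $\omega(x,y)+\varphi(x)\omega_v(y)+\varphi(y)\omega_v(x)$. In words: the new neighbors of the root are the old neighbors of $v$, and the pair $xy$ is toggled iff $\varphi(x)\omega_v(y)+\varphi(y)\omega_v(x)=1$.

Example. For the black path, $S/a$ has root label $\omega_a=\{c\}$, and the pair $b,c$ becomes $0+\varphi(b)\omega_a(c)+\varphi(c)\omega_a(b)=1$: the path $\infty-c-b$. This is the edge $bc$ with $c$ black, $b$ white.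

A word is *valid* if each letter is adjacent to $\infty$ when pressed. It is *full* if moreover it ends in the edgeless rooted graph. Full words are exactly the successful pressing paths. In (4.1) the fate of a pair depends only on that pair, $v$ and $\infty$, so deleting a vertex commutes with pressing other vertices. We write $S-y$ for deletion and $S[X]$ for restriction to $X\cup\{\infty\}$.

**Vectors.** Let $E=\mathbb F_2^V/\ker A$ with the form $\langle\,,\rangle$ induced by $A$. It is nondegenerate, and $\dim E=\operatorname{rank}A=:r$. Write $x$ also for the image of $x\in V$ in $E$. The map $x\mapsto\langle x,x\rangle$ is linear over $\mathbb F_2$, so there is $\mathbf 1\in E$ with $\langle\mathbf 1,x\rangle=\langle x,x\rangle$ for all $x\in E$. Then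
$$\varphi(x)=\langle x,\mathbf 1\rangle,\qquad \omega(x,y)=\langle x,y\rangle+\langle x,\mathbf 1\rangle\langle y,\mathbf 1\rangle ,$$
and the second formula extends $\omega$ to a bilinear form on $E$ (with $\omega(x,x)=0$). Pressing $v$ replaces each vector $x$ by $x+\langle x,v\rangle v$, its orthogonal projection to $v^\perp$: since $\langle v,v\rangle=1$, the product of the projections of $x$ and $y$ is $\langle x,y\rangle+\langle x,v\rangle\langle y,v\rangle$, as it should be. The new $\mathbf 1$ is the projection $\mathbf 1+v$ of the old one.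

Example. For the black path, $A$ is invertible, $r=3$, and $\mathbf 1=b$, because $\langle b,a\rangle=\langle b,b\rangle=\langle b,c\rangle=1$.

**(V1)** $v_1\dots v_k$ is valid iff each $\operatorname{span}(v_1,\dots,v_i)$ is nondegenerate of dimension $i$. The result of a valid word depends only on its set of letters $T$ (project to $(\operatorname{span}T)^\perp$); we write $S/T$. *Proof.* Suppose $v_1\dots v_{i-1}$ is valid with nondegenerate span $W$; the vectors have been projected to $W^\perp$. Let $p$ be the projection of $v_i$. Then $\operatorname{span}(W,v_i)=W\oplus\langle p\rangle$ is nondegenerate of dimension $i$ iff $\langle p,p\rangle=1$, that is, iff $v_i$ is now adjacent to $\infty$. In particular no letter repeats.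

**(V2)** A valid word is full iff it has length $r$. *Proof.* After $k$ letters the space is $(\operatorname{span}T)^\perp$, of dimension $r-k$; the graph is edgeless iff $A=0$ iff this dimension is $0$. This is the common length.

**(V3)** A vertex is isolated iff its vector is $0$. Two vertices $x\ne y$ are *false twins* (nonadjacent, with the same neighborhood in $V\cup\{\infty\}$) iff their vectors are equal. *Proof.* $x$ is isolated iff row $x$ of $A$ is zero. If the vectors are equal, $A_{xz}=A_{yz}$ for all $z$; so $\varphi(x)=A_{xx}=A_{xy}=A_{yy}=\varphi(y)$, $\omega(x,y)=A_{xy}+\varphi(x)\varphi(y)=0$, and $\omega_x=\omega_y$. Conversely, if $x,y$ are false twins then $\varphi(x)=\varphi(y)$ and $\omega_x=\omega_y$ everywhere (also at $x$ and $y$), so the rows of $A$ agree. Example: in $(\omega;\varphi)=(0;1)$ on $\{x,y\}$, i.e. the graph consisting of one edge with two black ends and nothing else, $N(x)=N(y)=\{\infty\}$.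

**(V4)** If a full word exists, then $\langle\mathbf 1,\mathbf 1\rangle=r\bmod 2$, and if $r$ is even, $\omega(\mathbf 1,z)=\varphi(z)$ for all $z\in E$. *Proof.* By (V1), projecting successively the letters of a full word gives an orthonormal basis $g_1,\dots,g_r$; then $\mathbf 1=\sum g_i$. And $\omega(\mathbf 1,z)=\langle\mathbf 1,z\rangle(1+\langle\mathbf 1,\mathbf 1\rangle)$.

**(V5)** If $\operatorname{span}(X)$ is nondegenerate for $X\subset V$, then it is the space attached to $S[X]$. Indeed that space is $\operatorname{span}(X)$ modulo its radical.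

## 5. Bad components contain good vertices

**Definition 6 (bad components, good rooted graphs, good vertices).** A *bad component* of $S$ is a component with at least two vertices that does not contain $\infty$. $S$ is *good* if it has no bad component. A vertex $v\in N(\infty)$ is *good* if $S/v$ is good, otherwise it is a *bad vertex*. $N^*=N^*(S)$ is the set of good vertices.

Example. In the black path, $S/b$ has no root edges and the edge $ac$: $\{a,c\}$ is a bad component, $b$ is a bad vertex, and $a,c$ are good.

If at least one of $x,y$ is white, $\omega(x,y)=[xy\in E(G)]$. So bad components are exactly the all-white components of $G$ with an edge, and the hypothesis of Theorem 1 says that $S$ is good.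

**(G1)** By (4.1), pressing $v$ toggles only pairs $xy$ with $x\sim\infty$ and $y\sim v\sim\infty$, and changes the root label only inside the component of $\infty$. So bad components persist and their vertices are never pressed; isolated vertices stay isolated. In particular, if $S/v$ is good, so is $S$.

**Lemma 1.** Let $S$ be good, $x\in N(\infty)$, and $B$ a bad component of $S/x$. Then $B$ contains a good vertex $y\in N^*(S)$. Moreover $y$ is adjacent to every $w\in N(\infty)\cap N(x)$.

*Proof.* **Step 1: describe $B$ in $S$.** For $b\in B$ the root label in $S/x$ is $0$, so $\omega_x(b)=0$. For $z\in V\setminus(B\cup x)$ the pair $b,z$ is not adjacent in $S/x$: $0=\omega(b,z)+\varphi(b)\omega_x(z)+\varphi(z)\omega_x(b)$, so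
$$\omega(b,z)=\varphi(b)\,\omega_x(z)\qquad(b\in B,\ z\notin B\cup x). \tag{5.1}$$
Inside $B$ adjacency is as in $S$. As $S$ is good and $B$ has an edge, some vertex of $B$ has an $S$-neighbor in $(V\cup\{\infty\})\setminus B$. It is not $x$; if it is $\infty$ or some $z$, then by (5.1) that vertex of $B$ has $\varphi=1$. So *every bad component of $S/x$ contains a vertex with $\varphi=1$.* Fix $y\in B$ with $\varphi(y)=1$, and $b_0\in B$ with $\omega(y,b_0)=1$.

**Step 2: compare $S/y$ with $S/x$.** Put $Y=V\setminus(B\cup x)$. By (5.1) $\omega_y=\omega_x$ on $Y$, and $\omega_y(x)=0$. So $S/y$ and $S/x$ coincide on $Y\cup\{\infty\}$. In $S/y$, the other adjacencies that we need are these. For $z\in Y$, $b\in B\setminus y$: $\omega(z,b)+\varphi(z)\omega_y(b)+\varphi(b)\omega_y(z)=\varphi(z)\omega_y(b)$, since the first and third terms are both $\varphi(b)\omega_x(z)$. For $x$ and $b$: $0+\varphi(x)\omega_y(b)+\varphi(b)\omega_y(x)=\omega_y(b)$. For $x$ and $z\in Y$: $\omega_x(z)+\omega_y(z)+0=0$. The root is adjacent to exactly those $b\in B\setminus y$ with $\omega_y(b)=1$, in particular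 to $b_0$, and $x\sim b_0$.

**Step 3: bad components of $S/y$ shrink.** Let $B^*$ be a bad component of $S/y$. It does not contain $x$, as $x\sim b_0\sim\infty$. Suppose $z\in B^*\cap Y$. The $\infty$-component of $S/x$ lies in $Y\cup\{\infty\}$ and is connected in $S/y$ too, so $z$ is not in it. If $z$ lies in a bad component $B_2\ne B$ of $S/x$, then $B_2\subset Y$ is connected in $S/y$, and by Step 1 some $z'\in B_2$ has $\varphi(z')=1$; so $z'\sim b_0\sim\infty$ in $S/y$, a contradiction. If $z$ is isolated in $S/x$, its neighbors in $S/y$ are vertices $b\in B$ with $\omega_y(b)=1$, which are adjacent to $\infty$, a contradiction, since $z$ has a neighbor. So $B^*\subset B\setminus\{y,b_0\}$.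

**Step 4: conclude.** If $y$ is good, we are done; otherwise apply the same to $y$ and a bad component $B^*\subsetneq B$ of $S/y$. By induction on $|B|$ we find a good vertex in $B$. Finally let $y\in B$ be good and $w\in N(\infty)\cap N(x)$, $w\ne\infty$. Then $\omega_x(w)=1$, so $w\notin B$, and (5.1) gives $\omega(y,w)=\varphi(y)\omega_x(w)=1$. $\square$

**(G2)** $S$ is good iff it has a full word. Hence $v\in N(\infty)$ is good iff some full word starts with $v$. *Proof.* A bad component persists, so it excludes full words. Conversely let $S$ be good; use induction on $|V|$. If $S$ is edgeless, the empty word is full. Otherwise $N(\infty)\ne\emptyset$; by Lemma 1 a good vertex $y$ exists, $S/y$ has a full word, and we put $y$ in front. (This recovers the existence fact of Section 1.)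

**(G3)** If $S$ has rank $\le1$, all its edges are at $\infty$, since all nonzero vectors are equal and (V3) applies. In particular $S$ is good.

**Corollary.** (C1) Two good vertices in the same component of the graph induced on $N(\infty)$ are joined by a walk in $N(\infty)$ all of whose vertices are good. (C2) If $N(\infty)$ contains an edge of $S$, some good vertex has a neighbor in $N(\infty)$. (Here $S$ is good.)

*Proof.* (C1) Take a walk and replace its bad interior vertices one at a time: for a bad $x$, Lemma 1 gives a good $y$ adjacent to both walk neighbors of $x$. (C2) Let $x\sim w$ be the edge. If $x$ is bad, Lemma 1 gives a good $y\sim w$. $\square$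

## 6. Pressing around a leaf and through a block

"$S+$leaf $\ell$" means: add a vertex $\ell$ with $N(\ell)=\{\infty\}$. Example: the black path is the triangle on $\infty,a,c$ plus leaf $b$, and its full word $acb$ has the leaf at the end. That is general.

**Lemma 2 (leaf).** Let $S$ on $Y$ be good. There is a word $Q$ over $Y$, valid in $S$ and depending only on $S$, such that $Q\ell$ is full for $S+$leaf $\ell$.

*Proof.* **Step 1: follow the leaf.** As long as $\ell$ is not pressed: after an even number of letters $N(\ell)=\{\infty\}$; after an odd number $\ell\not\sim\infty$ and $N(\ell)=N(\infty)$. Indeed, if $N(\ell)=\{\infty\}$ and $y$ is pressed, $\ell$ gets root label $\omega_y(\ell)=0$ and adjacency $\varphi(\ell)\omega_y=\omega_y$, the new root label. If then $y$ is pressed, $\omega_y(\ell)=1$ as $y\in N(\infty)=N(\ell)$; so $\ell$ gets root label $1$ and its adjacency becomes $\varphi+\varphi=0$.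

**Step 2: put $\ell$ last.** $S+$leaf $\ell$ is good; let $p_1\dots p_k$ be a full word. If $p_i=\ell$, then $N(\ell)=\{\infty\}$ at that moment, so pressing $\ell$ isolates $\infty$; what remains has a full word, so it is good, hence edgeless, and $i=k$. So $p_1,\dots,p_{k-1}\in Y$. If $k-1$ were odd, then before $p_k$ we would have $\ell\not\sim\infty$, so $p_k\ne\ell$, and $p_k\in N(\infty)=N(\ell)$; then $\infty\sim\ell$ afterwards, a contradiction. So $k-1$ is even, $\ell\sim\infty$ after $Q=p_1\dots p_{k-1}$, and $Q\ell$ is valid of length $k$, hence full by (V2). As $Q$ is a word over $Y$ and the name of $\ell$ is irrelevant, $Q$ can be chosen depending only on $S$. $\square$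

**Definition 7 (attached block).** Let $B\subset V$, $\lambda:B\to\mathbb F_2$ and $s:(V\setminus B)\cup\{\infty\}\to\mathbb F_2$. We say $B$ *is attached by $(\lambda,s)$* if each $z\in(V\setminus B)\cup\{\infty\}$ is adjacent to $b\in B$ iff $s_z\lambda_b=1$.

Example. In $S/u$ for $G_m$ the edges are $\infty f$, $fe$, $eb_i$, $vb_i$, $b_ib_j$. The block $B=\{b_1,\dots,b_m\}$ is attached with $\lambda\equiv1$, $s_e=s_v=1$, and $s=0$ on $\infty$ and $f$.

**Lemma 3 (blocks).** Let $B$ be attached by $(\lambda,s)$, $H=(\omega|_B;\lambda)$, and let $(\Omega;\varphi)$ be the restriction of $S$ to $V\setminus B$.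

(a) If $y\in V\setminus B$ is pressed, the graph inside $B$ and $\lambda$ are unchanged, $B$ stays attached, and
$$s'_\infty=s_y,\qquad s'_z=s_z+\varphi_zs_y+s_\infty\Omega(y,z).$$

(b) If $s_\infty=1$ and $Q$ is valid in $H$, then $Q$ is valid in $S$, and the rest of $B$ then has the inner graph and the label $\lambda$ of $H/Q$. If $|Q|$ is even, $(\Omega;\varphi)$ and $s$ are unchanged. If $|Q|$ is odd, the outside becomes $(\Omega+\varphi\wedge s;\ s)$, and the attachment becomes $s_\infty=1$, $s_z:=\varphi_z$.

*Proof.* (a) On $B$ we have $\omega_y=s_y\lambda$ and root label $s_\infty\lambda$. By (4.1) the pair $(z,b)$ changes by $\varphi_zs_y\lambda_b+s_\infty\lambda_b\Omega(y,z)$, the pair $(b,b')$ by $s_\infty s_y\lambda_b\lambda_{b'}+s_\infty s_y\lambda_{b'}\lambda_b=0$, and the new root label on $B$ is $s_y\lambda$.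

(b) Now the root label on $B$ is $\lambda$. Press $b$ with $\lambda_b=1$. The new root label is $s$ outside and $\omega_b$ on $B$. Outside pairs change by $\varphi\wedge s$, pairs in $B$ by $\lambda\wedge\omega_b$, so $H$ becomes $H/b$. The pair $(z,b')$ becomes $s_z\lambda_{b'}+\varphi_z\omega_b(b')+\lambda_{b'}s_z=\varphi_z\omega_b(b')$. So one step replaces $H$ by $H/b$ (with new $\lambda=\omega_b$), exchanges $\varphi$ and $s$ outside, adds $\varphi\wedge s$ to $\Omega$, and keeps $s_\infty=1$. A second step exchanges back and adds $s\wedge\varphi$, so two steps restore the outside. $\square$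

**Definition 8 (block words).** Let $H$ be good of rank $\rho$. An *odd* (*even*) *block word* of $H$ is an initial segment of a full word of $H$ whose length is the odd (even) element of $\{\rho-1,\rho\}$; the odd one is defined for $\rho\ge1$, and for $\rho=0$ the even one is empty. After it $H$ has rank $\le1$, so by (G3) the rest of $H$ has only root edges. The unpressed vertices of $B$ are called *leftovers*: they are pairwise nonadjacent, and each is isolated or adjacent exactly to $\{z:s_z=1\}$.

Example. For the block of $G_m$ above, $H$ is the clique on $m$ vertices with $\lambda\equiv1$; its matrix $A$ is the identity. So $\rho=m$, an odd block word presses all $b_i$, an even one all but one. After $ufe$ we have $s_\infty=s_v=1$ and no root neighbor outside $B$. Lemma 3(b) says that after pressing the $m$ $b$'s the outside root label is $s$: $v$ is black. That is what we saw by hand.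

## 7. Links and deletions in a minimal counterexample

For a good rooted graph $S$ of rank $r$, let $M(S)$ be the graph whose vertices are the full words, with $P,P'$ joined if $\mathrm{LCS}(P,P')\ge r-4$. Theorem 1 says that $M(S)$ is connected for every good $S$. We argue by minimal counterexample.

**From now on $S=(\omega;\varphi)$ on $V$ is good, $M(S)$ is disconnected, and $|V|$ is minimal.** Then $r\ge5$, as $M$ is complete for $r\le4$.

*$S$ has no isolated vertices*, since deleting them does not change the full words. *$S$ has no false twins.* Suppose $x,y$ are false twins. Their vectors agree, so by (V1) no full word contains both, and replacing $y$ by $x$ in a full word containing $y$ gives a full word with $\mathrm{LCS}\ge r-1$. Now $S-y$ has full words, of length $r$, all full in $S$; by minimality $M(S-y)$ is connected, and every full word of $S$ is one of $S-y$ or joined to one. So $M(S)$ would be connected.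

For $u\in N^*$, all full words starting with $u$ lie in one component of $M(S)$, because $M(S/u)$ is connected and putting $u$ in front raises rank and LCS by one. For $u,v\in N^*$ write $u\equiv v$ if these components agree. Every full word starts with a good vertex, so *there are at least two classes on $N^*$*.

**Definition 9 (link).** Let $u,v\in N^*$. A set $T\subset V$ is a *link* for $u,v$ if there are valid words $\sigma,\tau$, each using every letter of $T$ exactly once and no other letter, beginning with $u$ and $v$ respectively, with $\mathrm{LCS}(\sigma,\tau)\ge|T|-4$. Example: the set $T=\{u,f,e,b_1,v\}$ of Section 3 in $G_3$.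

The next lemma turns the failure of the naive plan into information. In the example, what it predicts is visible: outside $T$ only the white edge $b_2b_3$ is left.

**Lemma 4 (links).** Let $T$ be a link for $u,v\in N^*$ with $u\not\equiv v$. Then $V\ne T$, the root label of $S/T$ is $0$, and all components of $S/T$ other than $\{\infty\}$ have at least $2$ vertices. Consequently $\mathbf 1\in\operatorname{span}T$, $r\equiv|T|\pmod 2$, and $S/u$, $S/v$ are connected (as graphs including $\infty$).

*Proof.* Let $C'$ be the union of the bad components of $S/T$.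

**Step 1: $C'\neq\emptyset$.** Otherwise $S/T$ is good and has a full word $R$; then $\sigma R,\tau R$ are full with $\mathrm{LCS}\ge r-4$, so $u\equiv v$.

**Step 2: if $T\cup C'\ne V$, then $u,v$ are good in $S_0:=S[T\cup C']$.** Let $\sigma=ut_2\dots t_k$ and let $B$ be a bad component of $S_0/u$. By (G1) pressing $t_2,\dots,t_k$ in $S_0/u$ does not touch $B$; so $B\cap T=\emptyset$, and $B$ is a component of $S_0/T=(S/T)[C']$, hence of $S/T$. From $S/u$ on, no $b\in B$ is ever adjacent to $\infty$ or to a letter $t_i$ still present. So by (4.1) the adjacencies of $b$ to vertices $z\notin T\cup C'$ do not change from $S/u$ to $S/T$. They are absent in $S/T$, so they are absent in $S/u$. Thus $B$ is a bad component of $S/u$, contradicting $u\in N^*$. The same argument with $\tau$ shows that $v$ is good in $S_0$. So $S_0$ is good, and $M(S_0)$ is connected by minimality.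

**Step 3: lift full words of $S_0$ to $S$.** Let $Y=\operatorname{span}T$, nondegenerate of dimension $|T|$. Then $Y^\perp=W_1+W_2$ with $W_1$ spanned by the projections of $C'$ and $W_2$ by those of $V\setminus(T\cup C')$. As $C'$ is a union of components of $S/T$ with root label $0$, $W_1\perp W_2$. Since $Y^\perp$ is nondegenerate, $W_1\cap W_2=0$ and both $W_i$ are nondegenerate. So $Y'=Y\oplus W_1=\operatorname{span}(T\cup C')$ is nondegenerate and $Y'^\perp=W_2$. By (V5) each full word $P$ of $S_0$ spans $Y'$. After pressing $P$ in $S$, the remaining vertices of $T\cup C'$ have vector $0$, and every other vertex has the vector of its projection to $W_2$, which is also its projection to $Y^\perp$. So the rest is $(S/T)-C'$, which is good. Fix a full word $R$ of it. Then $P\mapsto PR$ maps $M(S_0)$ to $M(S)$ and preserves being joined. Since $u$ and $v$ start full words of $S_0$, we get $u\equiv v$, a contradiction.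

**Step 4: read off the consequences.** So $V=T\cup C'$ with $C'\ne\emptyset$: $V\neq T$, the root label of $S/T$ vanishes, and the components are as stated. The projection of $\mathbf 1$ to $Y^\perp$ is orthogonal to all projections of vertices, as these are white; so it is $0$ and $\mathbf 1\in Y$. The form on $Y^\perp$ is alternating and nondegenerate, so $r-|T|$ is even. Finally, a vertex isolated in $S/u$ stays isolated, but the vertices of $T\setminus u$ get pressed and those of $C'$ are not isolated in $S/T$; so the good graph $S/u$ has no isolated vertices in $V\setminus u$, hence is connected. The same holds for $S/v$. $\square$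

**Lemma 5 (deletion).** Let $e\in V$ and assume (a) $e\in\operatorname{span}(V\setminus e)$, or (b) $\mathbf 1=\sum_{t\in V}\lambda_tt$ for some coefficients with $\lambda_e=1$. If $u,v\in V\setminus e$ are good vertices of $S-e$, then $u,v\in N^*$ and $u\equiv v$.

*Proof.* $S-e$ is good, so $M(S-e)$ is connected. In case (a), $\operatorname{span}(V\setminus e)=E$, so $S-e$ has rank $r$ and its full words are full words of $S$. Now let (a) fail and (b) hold. Then $\operatorname{span}(V\setminus e)$ is a hyperplane $h^\perp$ with $\langle h,x\rangle=0$ for $x\in V\setminus e$ and $\langle h,e\rangle=1$. We have $\langle h,h\rangle=\langle h,\mathbf 1\rangle=\lambda_e=1$. So $h^\perp$ is nondegenerate of dimension $r-1$, full words $P$ of $S-e$ span it, and after $P$ the vector of $e$ is its projection $h$ to $\langle h\rangle$, which is black. So $Pe$ is full in $S$, and for joined $P,P'$ in $M(S-e)$, $\mathrm{LCS}(Pe,P'e)\ge(r-1-4)+1=r-4$. $\square$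

**Lemma 6 (path link).** Let $u,v\in N(\infty)$ be nonadjacent, $L=S/u$, and let $\infty,f_1,\dots,f_n=v$ be an induced path in $L$ with $n\ge3$. Put $T=\{u,f_1,\dots,f_n\}$. Then
$$\sigma=uf_1\cdots f_{n-1}v,\qquad \tau=vf_{n-1}uf_1\cdots f_{n-2}$$
are valid, and their LCS is at least $|T|-2$.

Example: in $G_3$ with $n=4$ and the path $\infty,f,e,b_1,v$ these are the two words of Section 3.

*Proof.* The common subsequence is $uf_1\cdots f_{n-2}$, of length $n-1=|T|-2$. *$\sigma$ is valid:* pressing the first vertex of an induced path from $\infty$ just shortens it, since no other path vertex has root label $1$.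

*$\tau$ is valid.* Put $c_i=\varphi(f_i)$; so $c_n=1$. By (4.1), $\omega=\omega_L+\varphi\wedge\omega_u$ on $V\setminus u$, and $\omega_u(f_i)=[i=1]$ is the root label in $L$. So for $i<j$: $\omega(f_i,f_j)=[j=i+1]+[i=1]c_j$. In particular, among $u,f_1,\dots,f_{n-1}$, $v$ is adjacent exactly to $f_1$ and $f_{n-1}$.

**After $v$** (pairs change by $\varphi\wedge\omega_v$, $\omega_v=\{f_1,f_{n-1}\}$). The root label is $\{f_1,f_{n-1}\}$. The pair $u,f_j$ becomes $[j=1]+[j\in\{1,n-1\}]=[j=n-1]$. For $2\le j\le n-2$ the pair $f_1,f_j$ becomes $[j=2]+c_j+c_j=[j=2]$. The pair $f_1,f_{n-1}$ becomes $g:=[n=3]+c_{n-1}+c_1+c_{n-1}=[n=3]+c_1$. For $2\le i\le n-2$ the pair $f_i,f_{n-1}$ becomes $\rho_i:=[i=n-2]+c_i$. For $2\le i<j\le n-2$ the pair $f_i,f_j$ stays $[j=i+1]$.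

**After $f_{n-1}$.** The new root label is: $u:1$, $f_1:g$, $f_i:\rho_i$ for $2\le i\le n-2$. Before this step the only root neighbor besides $f_{n-1}$ was $f_1$, so only pairs containing $f_1$ change, the pair $f_1,y$ by the adjacency of $f_{n-1}$ and $y$. So $u\sim f_1$; $u\not\sim f_i$ for $2\le i\le n-2$; and $f_1\sim f_i$ iff $[i=2]+\rho_i=1$.

**After $u$.** The new root label is $\{f_1\}$. Only pairs containing $f_1$ change, the pair $f_1,f_i$ by the root label $\rho_i$ of $f_i$; so $f_1\sim f_i$ iff $i=2$. Hence $\infty,f_1,\dots,f_{n-2}$ is an induced path, and we press along it. $\square$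

## 8. Adjacent good vertices are equivalent

**Proposition A.** If $u,v\in N^*$ are adjacent (in $\omega$), then $u\equiv v$. Hence, by (C1), good vertices in one component of the graph induced on $N(\infty)$ are equivalent.

*Proof.* Suppose $u\sim v$ and $u\not\equiv v$.

**Step 1: use the shortest link.** $T=\{u,v\}$ is a link with words $uv$, $vu$ (after $u$, the root label of $v$ is $\omega_u(v)=1$). By Lemma 4, $r$ is even and $\mathbf 1=\lambda u+\mu v$. As $\langle u,v\rangle=\omega(u,v)+1=0$ and $\langle\mathbf 1,u\rangle=\langle\mathbf 1,v\rangle=1$,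
$$\mathbf 1=u+v. \tag{8.1}$$
This holds for *every* adjacent inequivalent pair of good vertices.

Let $C=V\setminus\{u,v\}$, $\beta=\omega_u|_C$, $\alpha=\omega_v|_C$. In $S/u$ the adjacency of $v$ to $z\in C$ is $\alpha(z)+\beta(z)+\varphi(z)$. This is the root label of $S/\{u,v\}$, so it vanishes by Lemma 4, and $\varphi=\alpha+\beta$ on $C$. Put $\kappa=\omega|_C+\alpha\wedge\beta$ and $K=(C,\kappa)$. On $C$, $\omega+\varphi\wedge\beta=\omega+\varphi\wedge\alpha=\kappa$, so
$$S/u=(\kappa;\beta)+\text{leaf }v,\qquad S/v=(\kappa;\alpha)+\text{leaf }u,\qquad S/\{u,v\}=(\kappa;0). \tag{8.2}$$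
By Lemma 4, $K$ has no isolated vertex, and since $S/u,S/v$ are connected, each component of $K$ meets $\{\beta=1\}$ and $\{\alpha=1\}$. Let
$$\Gamma=\{\alpha=1,\beta=0\},\qquad \Gamma'=\{\alpha=0,\beta=1\}.$$
So $\varphi|_C=1$ exactly on $\Gamma\cup\Gamma'$. Everything is symmetric under the *mirror* $u\leftrightarrow v$, $\alpha\leftrightarrow\beta$, $\Gamma\leftrightarrow\Gamma'$.

**Step 2: dispose of $\Gamma=\Gamma'=\emptyset$.** Then $\alpha=\beta$, and $(\kappa;\beta)$ is good. Lemma 2 gives $Q$ such that $uQv$ and $vQu$ are full, with $\mathrm{LCS}\ge r-2$, a contradiction. So $\Gamma\cup\Gamma'\ne\emptyset$.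

**Step 3 (purpose: black vertices of $C$ are bad after deletion).** *No $x\in\Gamma$ is good in $S-v$; no $x'\in\Gamma'$ is good in $S-u$.* Suppose $x\in\Gamma$ is good in $S-v$. Also $u$ is good in $S-v$, as $(S-v)/u=(\kappa;\beta)$. By Lemma 5(b) with $e=v$ and (8.1), $x\in N^*$ and $u\equiv x$. Now $\omega(x,v)=\alpha(x)=1$. If $x\not\equiv v$, then $\mathbf 1=x+v$ by (8.1) for this pair, so $x=u$ as vectors and $x,u$ are false twins, a contradiction. So $x\equiv v$, and $u\equiv v$, a contradiction. The other half is the mirror.

**Step 4 (purpose: locate the bad component).** Let $x\in\Gamma$. On $C$, $\omega_x=\kappa_x+\alpha(x)\beta+\beta(x)\alpha=\kappa_x+\beta$; and $\omega_x(u)=0$, $\omega_x(v)=1$. By (4.1), in $S/x$: the root label on $C$ is $\kappa_x+\beta$, $\infty\sim v$, $\infty\not\sim u$. The pair $u,v$ becomes $1+1=0$. The pair $u,z$ becomes $\beta+(\kappa_x+\beta)=\kappa_x$; the pair $v,z$ becomes $\alpha+(\kappa_x+\beta)+\varphi=\kappa_x$. So $u$ and $v$ both have $C$-neighborhood $N_K(x)$. The form on $C\setminus x$ is $\omega+\varphi\wedge\omega_x=\kappa+\alpha\wedge\beta+\varphi\wedge\kappa_x+(\alpha+\beta)\wedge\beta=\kappa+\varphi\wedge\kappa_x$.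

By Step 3, $(S-v)/x$ has a bad component. $S-v$ is good, so by Lemma 1 each bad component contains a good vertex $y$ of $S-v$. As $\varphi(y)=1$, $y\in\{u\}\cup\Gamma\cup\Gamma'$, and $y\notin\Gamma$ by Step 3. If $y\in\Gamma'$, its root label $\kappa_x(y)+\beta(y)$ is $0$, so $\kappa_x(y)=1$ and $y\sim u$. So every bad component contains $u$: there is exactly one. Write it $B_x\cup\{u\}$ with $B_x\subset C\setminus x$. Then:

* (2a) $N_K(x)\subset B_x$, and $\beta=\kappa_x$ on $B_x$; so every $K$-neighbor $z$ of $x$ has $\beta(z)=1$.
* (2b) For $z_1\in B_x$ and $z_2\in C\setminus(B_x\cup x)$: $\kappa(z_1,z_2)=\varphi(z_2)\kappa_x(z_1)$.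
* (2c) $\Gamma$ is independent in $K$.
* (2d) If $x_2\in B_x\cap\Gamma$, then $N_K(x_2)\subsetneq N_K(x)$.

Proofs. (2a): $u$ is adjacent to $N_K(x)$, and root labels on $B_x$ vanish. (2b): $z_1\not\sim z_2$ in $S/x$ means $\kappa(z_1,z_2)=\varphi(z_1)\kappa_x(z_2)+\varphi(z_2)\kappa_x(z_1)$, and $\kappa_x(z_2)=0$ by (2a). (2c): a $K$-neighbor of $x$ has $\beta=1$. (2d): let $z\in N_K(x_2)$. If $z\notin B_x$, then $z\ne x$ by (2c), and (2b) gives $1=\varphi(z)\kappa_x(x_2)=0$, a contradiction. So $z\in B_x$, and $1=\beta(z)=\kappa_x(z)$, using (2a) for $x_2$ and then for $x$. If equality held, then $\omega_{x_2}=\kappa_{x_2}+\beta=\kappa_x+\beta=\omega_x$ on $C$; with equal adjacency to $u,v,\infty$, the vertices $x,x_2$ would be false twins.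

In the mirror, for $x'\in\Gamma'$ we get sets $\bar B_{x'}$ with $N_K(x')\subset\bar B_{x'}$, $\alpha=\kappa_{x'}$ on $\bar B_{x'}$, and so on; also $\omega_{x'}=\kappa_{x'}+\alpha$ on $C$.

### Exactly one of $\Gamma,\Gamma'$ is nonempty

By symmetry let $\Gamma'=\emptyset$. Choose $x\in\Gamma$ with $|N_K(x)|$ minimal and put $B=B_x$. By (2d) $B\cap\Gamma=\emptyset$; so on $B$ we have $\varphi=0$ and $\alpha=\beta=\kappa_x=:\lambda$. Let $Z=C\setminus(B\cup x)$. By (2b), vertices of $\Gamma\setminus x\subset Z$ have $K$-neighborhood $N_K(x)$ in $B$, other vertices of $Z$ have none.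

**Step 5: $B$ is an attached block.** In both $S/u$ and $S/v$, $B$ is attached by $(\lambda,s)$ with $s=1$ on $\infty$, $x$, $\Gamma\setminus x$, and $s=0$ elsewhere (also on the leaf). $H=(\kappa|_B;\lambda)$ is good: $B\cup u$ is connected in $S/x$, where the form on $B$ is $\kappa$ (as $\varphi=0$ there) and $u$ is adjacent in $B$ exactly to $\{\lambda=1\}$; so $u$ plays the part of the root. Let $\rho\ge1$ be the rank of $H$.

**Step 6: $\rho$ is not even.** Let $\rho$ be even and $Q$ full in $H$. After $uQ$ the outside is unchanged and the rest of $B$ is isolated. The vertex $x$ has root label $\beta(x)=0$, its $K$-neighbors lie in $B$, and it is not adjacent to the leaf; so $x$ is isolated, and $x\in\operatorname{span}(\{u\}\cup Q)$. In $S-x$ both $u$ and $v$ are good: by (8.2) we must check that every component of $K-x$ meets $\{\beta=1\}$ and $\{\alpha=1\}$. Such a component is a component of $K$, or it contains a $K$-neighbor $z$ of $x$; then $\beta(z)=1$ by (2a), and $\alpha(z)=1$ because $\Gamma'=\emptyset$. So Lemma 5(a) with $e=x$ gives $u\equiv v$, a contradiction.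

**Step 7: $\rho$ odd gives two explicit words.** Let $Q$ be full in $H$; the rest of $B$ is isolated after it. *After $uQ$* (Lemma 3(b)): the root label outside is $s$, the form on $x\cup Z$ is $\kappa+\beta\wedge s$, and $v$ (which had root label $1$ and $s_v=0$) is adjacent exactly to those $z$ with $s_z=1$, including $x$, and not to $\infty$. Press $x$ ($s_x=1$). Its adjacency to $z\in Z$ is $\kappa_x(z)+\beta(x)s_z+\beta(z)s_x=\beta(z)$, and it is adjacent to $v$. So the root label on $Z$ becomes $\beta$, the form becomes $\kappa+\beta\wedge s+s\wedge\beta=\kappa$, the pair $v,z$ becomes $s_z+s_z=0$, and $\infty\sim v$: $v$ is a leaf again.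

*After $vQx$:* after $vQ$ the form is $\kappa+\alpha\wedge s$. The adjacency of $x$ to $z\in Z$ is $0+\alpha(x)s_z+\alpha(z)s_x=[z\in\Gamma]+\alpha(z)=\beta(z)$. The root label on $Z$ becomes $\beta$, the form $\kappa+\alpha\wedge s+s\wedge(s+\alpha)=\kappa$, since the adjacency of $x$ is $s+\alpha$ on $Z$; and $u$ becomes a leaf by the same computation.

So we reach $(\kappa|_Z;\beta)$ plus leaf $v$, respectively plus leaf $u$. This $(\kappa|_Z;\beta)$ is good: let $Z'$ be a component of $K[Z]$ with at least $2$ vertices. If no vertex of $Z'$ has a $K$-neighbor in $B\cup x$, it is a component of $K$ and meets $\{\beta=1\}$. Otherwise, since $N_K(x)\subset B$, it contains an element of $\Gamma$, whose $K$-neighbors in $Z'$ have $\beta=1$ by (2a). With $Q_2$ from Lemma 2, $uQxQ_2v$ and $vQxQ_2u$ are full with $\mathrm{LCS}\ge r-2$, a contradiction.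

### Both $\Gamma$ and $\Gamma'$ are nonempty

**Step 8: all of $\Gamma\cup\Gamma'$ is good in $S$; $x\equiv v$ for $x\in\Gamma$ and $x'\equiv u$ for $x'\in\Gamma'$.** Let $x\in\Gamma$ and let $B_0$ be a bad component of $S/x$. As $\infty\sim v$ there, $v\notin B_0$; so $B_0$ is a bad component of $(S-v)/x$, hence the one of Step 4, and it contains $N_K(x)\ne\emptyset$. But $v\sim N_K(x)$ in $S/x$, a contradiction. So $x$ is good. As $x\sim v$, inequivalence would give $x=\mathbf 1+v=u$ by (8.1), i.e. false twins. The rest is the mirror.

**Step 9: $\kappa(x,x')=1$ for all $x\in\Gamma$, $x'\in\Gamma'$.** Suppose $\kappa(x,x')=0$. Then $\omega(x,x')=\alpha(x)\beta(x')+\beta(x)\alpha(x')=1$. As $x\equiv v\not\equiv u\equiv x'$, (8.1) gives $\mathbf 1=x+x'=u+v$, so $x\in\operatorname{span}(V\setminus x)$. For $z\in C\setminus\{x,x'\}$, $\omega_x+\omega_{x'}+\omega_u+\omega_v$ vanishes at $z$, that is $(\kappa_x+\beta)+(\kappa_{x'}+\alpha)+\beta+\alpha=0$, so $\kappa_x=\kappa_{x'}$ there. Hence every $z\in N_K(x)$ has $\beta(z)=1$ by (2a) and $\alpha(z)=1$ by its mirror. As in Step 6, $u,v$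 are good in $S-x$, and Lemma 5(a) gives $u\equiv v$, a contradiction.

So $\Gamma'\subset N_K(x)\subset B_x$ and $\Gamma\subset N_K(x')\subset\bar B_{x'}$ for all $x\in\Gamma$, $x'\in\Gamma'$. Choose $x\in\Gamma$ and $x'\in\Gamma'$ with $|N_K(x)|$ and $|N_K(x')|$ minimal. By (2d) and its mirror, $B_x\cap\Gamma=\emptyset$ and $\bar B_{x'}\cap\Gamma'=\emptyset$. Put $C_2=C\setminus\{x,x'\}$.

**Step 10: $\varphi=\kappa_x+\kappa_{x'}$ on $C_2$.** On $\Gamma$ we have $\kappa_x=0$ by (2c) and $\kappa_{x'}=1$; on $\Gamma'$ the mirror. Let $\varphi(z)=0$ and $\kappa_x(z)=1$; then $\beta(z)=1=\alpha(z)$. Suppose $\kappa_{x'}(z)=0$. If $z\in\bar B_{x'}$, this contradicts $\alpha=\kappa_{x'}$ there. If $z\notin\bar B_{x'}$, the mirror of (2b) with $z_1=x\in\bar B_{x'}$ gives $\kappa(x,z)=\varphi(z)\kappa_{x'}(x)=0$, a contradiction. The case $\kappa_{x'}(z)=1$, $\kappa_x(z)=0$ is the mirror.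

On $C_2$ put
$$\kappa_2=\kappa+\kappa_x\wedge\kappa_{x'},\qquad \delta=\beta+\kappa_x=\alpha+\kappa_{x'},$$
the two expressions being equal by Step 10. Let $X$ be the union of the bad components of $(\kappa_2;\delta)$. On $X$, $\delta=0$, so $\beta=\kappa_x$ and $\alpha=\kappa_{x'}$. Let $X_1$ be one of these components.

**Step 11 (purpose: show that $X$ is a white attached block).**

(i) *$X_1\subset B_x$ or $X_1\cap B_x=\emptyset$.* For $z_1\in X_1\cap B_x$, $z_2\in X_1\setminus B_x$ we have $\kappa_x(z_2)=0$ and $\varphi(z_2)=\kappa_{x'}(z_2)$; by (2b), $\kappa_2(z_1,z_2)=\varphi(z_2)\kappa_x(z_1)+\kappa_x(z_1)\kappa_{x'}(z_2)=0$. As $X_1$ is connected, (i) follows.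

(ii) *$X_1\cap\Gamma=X_1\cap\Gamma'=\emptyset$.* If $x_2\in X_1\cap\Gamma$, then $x_2\notin B_x$, so $X_1\cap B_x=\emptyset$ and $\kappa_x=\beta=0$ on $X_1$. A $\kappa_2$-neighbor $z\in X_1$ of $x_2$ has $\kappa(x_2,z)=\kappa_2(x_2,z)=1$, so $\beta(z)=1$ by (2a) for $x_2$, a contradiction. The other half is the mirror. So on $X$: $\varphi=0$, hence $\kappa_x=\kappa_{x'}=\alpha=\beta=:\lambda$, and $\kappa_2=\kappa$.

(iii) *$\lambda\not\equiv0$ on $X_1$.* For $z_1\in X$, $z_2\in C_2\setminus X$, $\kappa_2(z_1,z_2)=0$ gives
$$\kappa(z_1,z_2)=\lambda(z_1)\bigl(\kappa_{x'}(z_2)+\kappa_x(z_2)\bigr)=\lambda(z_1)\varphi(z_2). \tag{8.3}$$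
If $\lambda\equiv0$ on $X_1$, then $X_1$ has no $\kappa$-edges to $x,x'$, none to $C_2\setminus X$ by (8.3), and none to other components of $X$; so it is a component of $K$ with $\beta\equiv0$, a contradiction. So $H=(\kappa|_X;\lambda)$ is good.

By (8.3), in $S/u$ and in $S/v$, $X$ is attached by $(\lambda,s)$ with $s_\infty=s_x=s_{x'}=1$, $s_z=\varphi(z)$ on $C_2\setminus X$, and $s=0$ on the leaf. Let $Q$ be an even block word of $H$ (empty if $X=\emptyset$).

**Step 12: two explicit words.** *The word $ux'Qx$.* In $S/u$ press $x'$ ($\beta(x')=1$). The root label becomes $\kappa_{x'}$ on $C$, the form $\kappa+\beta\wedge\kappa_{x'}$, and the leaf $v$ now has the same neighborhood as the root and $\infty\not\sim v$. By Lemma 3(a): $s_\infty=1$; $s_z=\varphi+\beta+\kappa_{x'}=\alpha+\kappa_{x'}=\delta$ on $C_2\setminus X$; $s_x=1+\beta(x)+\kappa(x',x)=1+0+1=0$; $s_v=0+1+0=1$. Pressing $Q$ leaves the outside and $s$ unchanged. Press $x$ (root label $\kappa_{x'}(x)=1$). Its adjacency is $\kappa_x+\beta(x)\kappa_{x'}+\beta\kappa_{x'}(x)=\kappa_x+\beta=\delta$ on $C_2\setminus X$, and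 $1$ at $v$. So the root label becomes $\delta$, the form becomes $\kappa+\beta\wedge\kappa_{x'}+\kappa_{x'}\wedge(\kappa_x+\beta)=\kappa_2$, the pair $v,z$ becomes $\kappa_{x'}(z)+\kappa_{x'}(z)=0$, and $v$ is a leaf at $\infty$. The attachment of the leftovers of $X$ becomes, by Lemma 3(a) with $s_x=0$: $s_\infty=0$, $s_z=\delta+0+\delta=0$, $s_v=1+0+1=0$. So they are isolated.

*The word $vxQx'$* is the mirror: after $vx$ the root label is $\kappa_x$, the form $\kappa+\alpha\wedge\kappa_x$, and $s_\infty=1$, $s_z=\varphi+\alpha+\kappa_x=\delta$, $s_{x'}=1+\alpha(x')+\kappa(x,x')=0$, $s_u=1$; after $Q$ the adjacency of $x'$ is $\kappa_{x'}+\alpha=\delta$ and $1$ at $u$. So both words lead to $(\kappa_2;\delta)$ on $C_2\setminus X$, plus leaf $v$, respectively leaf $u$, plus isolated vertices. On $C_2\setminus X$ this is good. With $Q_2$ from Lemma 2, $ux'QxQ_2v$ and $vxQx'Q_2u$ are full, of length $|Q|+|Q_2|+4$, with $\mathrm{LCS}\ge|Q|+|Q_2|=r-4$, a contradiction. $\square$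

## 9. Good vertices with incomparable neighborhoods are equivalent

**Proposition B.** If $u,v\in N^*$ are nonadjacent and $N(u)\setminus N(v)\ne\emptyset\ne N(v)\setminus N(u)$, then $u\equiv v$.

*Proof.* Let $u\not\equiv v$, $a\in N(u)\setminus N(v)$, $b\in N(v)\setminus N(u)$. Put $L=S/u$, $p=\varphi(a)$, $q=\varphi(b)$, $\varepsilon=\omega(a,b)$, $\delta=\varepsilon+q$. The situation is symmetric under $u\leftrightarrow v$, $a\leftrightarrow b$, $p\leftrightarrow q$.

**Step 1: a link with four letters.** In $L$: $\infty\sim a$, $\infty\not\sim v,b$; by (4.1), $a\sim v$ (value $0+\varphi(v)\omega_u(a)=1$), $v\sim b$ (value $1$), and $\omega_L(a,b)=\varepsilon+q=\delta$. So $uavb$ is valid: after $ua$ the root is adjacent to $v$, and $v\sim b$ still holds; then $v$ and $b$ can be pressed. Symmetrically $vbua$ is valid. So $T=\{u,v,a,b\}$ is a link (LCS $\ge0$). By Lemma 4, $r$ is even, $V=T\sqcup C$, $S/u$ and $S/v$ are connected, and $\mathbf 1=\lambda_uu+\lambda_vv+\lambda_aa+\lambda_bb$. By (V4), $\omega(\mathbf 1,z)=\varphi(z)$. Taking $z=u$, $v$, $a$, $b$ gives $\lambda_a=1$,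 $\lambda_b=1$, $\lambda_u=p+\varepsilon$, $\lambda_v=q+\varepsilon$, and for all $z$
$$\varphi(z)=\lambda_u\omega_u(z)+\lambda_v\omega_v(z)+\omega_a(z)+\omega_b(z). \tag{9.1}$$

**Step 2: $v$ is good in $S-a$; hence $u$ is not.** In $S/v-a$ we have $\infty\sim b\sim u$. Let $B$ be a bad component; then $B\subset C$. For $z\in B$: the root label $\omega_v(z)$ is $0$; $z\not\sim u$ gives $\omega_u(z)=0$; $z\not\sim b$ gives $\omega_b(z)+\varphi(z)=0$. By (9.1), $\omega_a(z)=0$, so in $S/v$ the pair $z,a$ has value $\omega_a(z)+p\,\omega_v(z)+\varphi(z)\omega_v(a)=0$. So $B$ is bad in $S/v$, a contradiction. Symmetrically $u$ is good in $S-b$. Since $\lambda_a=\lambda_b=1$, Lemma 5(b) shows that $u$ is *not* good in $S-a$ and $v$ is *not* good in $S-b$.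

**Step 3: the bad component of $L-a$.** Let $B$ be a bad component of $L-a$ with $v\notin B$. Then $b\notin B$, as $b\sim v$; so $B\subset C$. For $z\in B$: $\omega_u(z)=0$; not adjacent to $v$: $\omega_v(z)=0$; not adjacent to $b$: $\omega_b(z)=0$. By (9.1) $\omega_a(z)=\varphi(z)$, so $\omega_L(z,a)=\omega_a(z)+\varphi(z)=0$, and $B$ is bad in $L$, a contradiction. As $L-a$ is not good, it has exactly one bad component, and this contains $v$ and $b$. If $a_2\in N(u)\setminus N(v)$ with $a_2\ne a$, then $\infty\sim a_2\sim v$ in $L-a$, a contradiction. With the symmetric statement: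
$$|N(u)\setminus N(v)|=|N(v)\setminus N(u)|=1\quad\text{for every pair as in Proposition B with }u\not\equiv v. \tag{9.2}$$

**Step 4: the structure of $L$ and $S/v$.** By (9.2), $\omega_u=\omega_v=:\theta$ on $C$. The form on $C$ is $\omega+\varphi\wedge\theta=:\kappa$ in both $L$ and $S/v$, and the root label on $C$ is $\theta$ in both. In $L$, $v$ has no neighbors in $C$; the adjacencies of $a$ and $b$ on $C$ are $\omega_a+p\theta+\varphi$ and $\omega_b+q\theta$, and they coincide by (9.1), which on $C$ reads $\varphi=(p+q)\theta+\omega_a+\omega_b$. Call this function $\psi$. In $S/v$, $u$ has no neighbors in $C$, and $a$ and $b$ both have adjacency $\psi'=\omega_a+p\theta=\omega_b+q\theta+\varphi=\psi+\varphi$.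

*After $ua$:* the root label is $v:1$, $b:\delta$, $\psi$ on $C$; the form on $C$ is $\kappa+\theta\wedge\psi$; the pair $z,v$ is $\theta(z)$; the pair $z,b$ is $\psi(z)+\delta\theta(z)$; $v\sim b$. *After $uav$:* the root label is $b:1$, $\theta$ on $C$; the form is $\kappa+\theta\wedge\psi+\psi\wedge\theta=\kappa$; the pair $b,z$ is $\psi+\delta\theta+\delta\theta+\psi=0$. So $S/\{u,a,v\}=(\kappa;\theta)+$leaf $b$. Symmetrically, $S/\{v,b,u\}=(\kappa;\theta)+$leaf $a$. And $S/T=(\kappa;0)$, so by Lemma 4 $K=(C,\kappa)$ has no isolated vertices.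

Call a component of $K$ a *zero component* if $\theta\equiv0$ on it, else a *$W$-component*. Let $C_0$, $C_W$ be the unions of these.

* On $C_W$, $\psi=\psi'=\varphi=0$. A $W$-component lies in the $\infty$-component of $L-a$, hence is not adjacent to $b$ in $L$: $\psi=0$. Symmetrically, the bad component of $S/v-b$ contains $u$ and $a$, so $\psi'=0$. And $\varphi=\psi+\psi'$.
* On each zero component $\psi\not\equiv0\not\equiv\psi'$. In the connected graphs $L$ and $S/v$ it is attached to the rest only via $\psi$, resp. $\psi'$, to $\{a,b\}$.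

**Step 5: the case $\varphi=0$ on $C_0$, by two explicit words.** Then $\psi=\psi'$ on $C_0$ and $H=(\kappa|_{C_0};\psi)$ is good. After $ua$, $C_0$ is attached by $(\psi,s)$ with $s_\infty=s_b=1$, $s_v=0$, and $s_w=\theta(w)$ on $C_W$ (from $\theta\wedge\psi$); the root label on $C_W$ is $0$. Let $Q_0$ be an even block word of $H$; it leaves the outside and $s$ unchanged. Now press $v$. By Lemma 3(a) with $s_v=0$: $s_\infty=0$, $s_b=1+1=0$, $s_w=\theta(w)+\theta(w)=0$. So the leftovers are isolated, and the rest is $(\kappa|_{C_W};\theta)+$leaf $b$, with $(\kappa|_{C_W};\theta)$ good. Symmetrically $vbQ_0u$, with the same $H$ and $Q_0$, leads to $(\kappa|_{C_W};\theta)+$leaf $a$. With $Q$ from Lemma 2, $uaQ_0vQb$ and $vbQ_0uQa$ are full with $\mathrm{LCS}\ge|Q_0|+|Q|=r-4$, a contradiction.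

So some $x\in C_0$ has $\varphi(x)=1$. On $C_0$, $\theta=0$, so $\omega_b=\psi$ and $\omega_a=\psi'=\psi+\varphi$; hence exactly one of $\omega_a(x),\omega_b(x)$ is $1$. By symmetry let $\omega_a(x)=1$ and $\omega_b(x)=\psi(x)=0$.

**Step 6: we may assume $x\in N^*$.** For $w\in C$, $\omega(x,w)=\kappa(x,w)+\varphi(x)\theta(w)+\varphi(w)\theta(x)=\kappa(x,w)+\theta(w)$. Also $\omega_x(a)=1$ and $\omega_x(b)=\omega_x(u)=\omega_x(v)=0$. In $S/x$ the root is adjacent to $a$, to $N_K(x)\neq\emptyset$ (contained in $C_0$, where $\theta=0$) and to $\{\theta=1\}$ (contained in $C_W$). Further $v\sim a$ (value $0+\varphi(v)\omega_x(a)$), $b\sim v$, and $u\sim w$ for $w\in N_K(x)$ (value $\theta(w)+\omega_x(w)=1$). Edges inside $C_W$ are those of $\kappa$, as $\varphi=0$ there. So $a,v,b,u,C_W$ are in the $\infty$-component. Let $x$ be bad and $B_1$ a bad component of $S/x$; so $B_1\subset C_0$. By Lemma 1 there is $y\in N^*\cap B_1$. It is not adjacent to $a$ or $\infty$ in $S/x$, so $\omega_x(y)=0$ and $0=\omega(y,a)+\varphi(y)\omega_x(a)+\varphi(a)\omega_x(y)=\omega_a(y)+1$. So $y\in C_0$,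 $\varphi(y)=1$, $\omega_a(y)=1$, hence $\omega_b(y)=0$. Replace $x$ by $y$.

**Step 7: $x\equiv v$.** We have $x\not\sim v$ as $\theta(x)=0$. The set $N(x)\setminus N(v)$ contains $a$ and $N_K(x)$, so it has at least $2$ elements; and $b\in N(v)\setminus N(x)$. By (9.2) applied to the pair $x,v$, $x\equiv v$.

**Step 8: $x\equiv u$.** We have $x\not\sim u$. In the component of $x$ in $K$ take a shortest path $z_1,\dots,z_l,x$ from $\{\psi=1\}$ to $x$; $l\ge1$ as $\psi(x)=0$. Then $\infty,a,z_1,\dots,z_l,x$ is an induced path in $L$ with $l+2\ge3$ edges: $\theta=0$ on $C_0$, and $a$ is adjacent exactly to $\{\psi=1\}$ in $C$. By Lemma 6, $T'=\{u,a,z_1,\dots,z_l,x\}$ is a link for $u,x$. If $u\not\equiv x$, then $\mathbf 1\in\operatorname{span}T'$. But $\omega_v$ vanishes on $T'$, while $\omega(v,\mathbf 1)=\varphi(v)=1$ by (V4), a contradiction.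

So $u\equiv x\equiv v$, a contradiction. $\square$

## 10. Nested neighborhoods: a cut vertex on every shortest path

By Propositions A and B and the absence of false twins: if $p,q\in N^*$ and $p\not\equiv q$, then $p\not\sim q$, and $N(p)\subsetneq N(q)$ or $N(q)\subsetneq N(p)$.

**Definition 10 (cross pair).** A *cross pair* is an ordered pair $(u,v)$ of vertices of $N^*$ with $u\not\equiv v$ and $N(u)\subsetneq N(v)$. As there are at least two classes, *every good vertex lies in a cross pair*. The shape to keep in mind is $G_m$, where $N(u)=\{\infty,f\}\subsetneq N(v)=\{\infty,f,b_1,\dots,b_m\}$. (There $u,v$ would be a cross pair if equivalence were defined with $\mathrm{LCS}\ge r-3$.)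

**A formula for $S/x$.** Let $u\in N(\infty)$, $L=S/u$. For $x\in N(\infty)\setminus u$ with $x\not\sim u$ put $\xi_x=N_L(x)$. By (4.1), $\infty\notin\xi_x$ and $\xi_x=\omega_u+\omega_x$. Then
$$S/x:\quad\text{root label }\omega_u+\xi_x;\quad\text{adjacency }\omega_L+\varphi\wedge\xi_x\text{ off }\{u,x\};\quad u\text{ adjacent exactly to }\xi_x. \tag{10.1}$$
Indeed $\omega_x=\omega_u+\xi_x$; $\omega+\varphi\wedge\omega_x=\omega_L+\varphi\wedge\omega_u+\varphi\wedge\omega_x$; and the pair $u,z$ becomes $\omega_u(z)+\omega_x(z)=\xi_x(z)$, with root label $\omega_x(u)=0$. If also $v\in N(\infty)$, $v\not\sim x$, $v\not\sim u$ and $\xi_v=\beta$, then in $S/x$ the vertex $v$ is adjacent exactly to $\{\beta+\xi_x=1\}$, since $\xi_x(v)=0$ and $\varphi(v)=1$.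

**Setting for this section.** Let $(u,v)$ be *any* cross pair, $L=S/u$, $B'=N(v)\setminus N(u)\ne\emptyset$, $\beta=1_{B'}$. Then $N_L(v)=\omega_u+\omega_v=B'$, which is disjoint from the root neighbors $N(u)\setminus\infty$ of $L$. So $n=n(u,v):=\operatorname{dist}_L(\infty,v)\ge3$; it is finite because $L$ is good and $v$ is not isolated in it. Let $\infty=f_0,f_1,\dots,f_n=v$ be *any* shortest path in $L$. It is induced, so $T=\{u,f_1,\dots,f_n\}$ is a link by Lemma 6. Put $C=V\setminus T$. Lemma 4 says: $L$ and $S/v$ are connected, $S/T$ has root label $0$, and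
$$r\equiv n+1\pmod2. \tag{10.2}$$

For $z\in V\setminus u$ let $m_0(z)=\omega_u(z)$ (the root label in $L$) and $m_j(z)=\omega_L(f_j,z)$ for $1\le j\le n$.

**Step 1 (purpose: one linear relation for every $z$).**
$$\sum_{0\le j\le n,\ j\equiv n\,(2)}m_j(z)=0\qquad(z\in C). \tag{10.3}$$
Let $q_j$ be the root label at $z$ after $uf_1\cdots f_j$; so $q_0=m_0$, and put $q_{-1}=0$. Just before $f_i$ is pressed, the only neighbor of the root among $f_i,\dots,f_n$ is $f_i$, and the only neighbor of $f_i$ among $f_{i+1},\dots,f_n$ is $f_{i+1}$. So for $j>i$ the pair $(f_j,z)$ changes when $f_i$ is pressed only if $j=i+1$, and then by the root label $q_{i-1}(z)=q_{j-2}(z)$ of $z$. Hence $q_j=m_j+q_{j-2}$ for $j\ge1$. By Lemma 4 $q_n=0$, which is (10.3).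

**Step 2 (purpose: express $\mathbf 1$ through the path).** For some $\lambda$,
$$\mathbf 1=\lambda u+\sum_{1\le j\le n,\ j\equiv n}f_j. \tag{10.4}$$
In the space $u^\perp$ of $L$ the vector playing the part of $\mathbf 1$ is $\mathbf 1+u$. Its product with the projection of $x\in V\setminus u$ is $m_0(x)$; the product of the projections of $f_j$ and $x$ is $m_j(x)+[j=1]m_0(x)$. The relation (10.3) also holds for $x=f_i$: for $i\not\equiv n$ exactly the two path neighbors $f_{i-1},f_{i+1}$ contribute, for $i\equiv n$ nothing does. Hence for every $x\in V\setminus u$, $\sum_{1\le j\le n,\,j\equiv n}(m_j(x)+[j=1]m_0(x))=m_0(x)$: for even $n$ this is (10.3) with $m_0$ moved to the other side, for odd $n$ the sum of the $m_j$ is $0$ and the extra term is $m_0$. By nondegeneracy of $u^\perp$, the projection of $\sum f_j$ is $\mathbf 1+u$, which is (10.4).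

**Step 3 (purpose: find a cut vertex).** *The vertex $e:=f_{n-2}$ separates $\infty$ from $v$ in $L$.* $\hfill(10.5)$

Suppose not. *$u$ is good in $S-e$:* in $L-e$ all $f_i$ with $i\ne n-2$ are in the $\infty$-component. A bad component $B$ of $L-e$ consists of $z\in C$ with $m_i(z)=0$ for $i\neq n-2$; by (10.3) also $m_{n-2}(z)=0$, and $B$ is bad in $L$, a contradiction.

*$v$ is good in $S-e$:* use (10.1) with $x=v$, $\xi_v=\beta$; note $\beta(f_i)=0$ for $i\le n-2$. In $S/v-e$ we have $\infty\sim B'\sim u$ (as $B'\cap N(u)=\emptyset$), and $\infty,f_1,\dots,f_{n-3}$ is still a path. Let $z$ lie in a bad component $B$. Its root label $m_0(z)+\beta(z)$ is $0$ and $B'\cap N(u)=\emptyset$, so $m_0(z)=\beta(z)=m_n(z)=0$, and $z\in C\setminus B'$ (note $f_{n-1}\in B'$). For $1\le i\le n-3$ the pair $z,f_i$ is unchanged, so $m_i(z)=0$. By (10.3) $m_{n-2}(z)=0$, and the pair $z,e$ in $S/v$ is $m_{n-2}(z)+\varphi(z)\beta(e)+\varphi(e)\beta(z)=0$. So $B$ is bad in $S/v$, a contradiction.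

Now $e$ has coefficient $1$ in (10.4), and Lemma 5(b) yields $u\equiv v$, a contradiction.

**Step 4 (purpose: describe both sides of the cut).** Let $D$ be the component of $L-e$ containing $v$, $D_0=D\setminus v$, $\Lambda=V\setminus(\{u\}\cup D)\ni e$. The following list is referred to as (10.6).

* $L-e$ has only two components, $D$ and $(\Lambda\setminus e)\cup\{\infty\}$. Another one would consist of $z\in C$ with $m_i(z)=0$ for $i\ne n-2$, so $m_{n-2}(z)=0$ too by (10.3), contradicting connectedness of $L$. Vertices of $D$ are reached from $\infty$ only through $e$, and $L[\Lambda\cup\infty]$ is connected.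
* For $z\in D_0$: $z\sim_Le\iff z\sim_Lv$. For $z\in C$ this is (10.3), as $m_i(z)=0$ for $i\le n-3$; for $f_{n-1}$ it is clear. Also $v\not\sim_Le$. So $N_L(v)=N_L(e)\cap D=B'\subset D_0$.
* Each component of $L[D_0]$ meets $B'$ (it must be adjacent to $v$, as $D$ is connected). Hence $L-v$ is connected.

In particular, by (10.4) and (10.6):
$$\text{for every cross pair }(p,q):\ \mathbf 1\text{ is a combination of vertices with coefficient }1\text{ at }q,\text{ and }S/p-q\text{ is connected.} \tag{10.7}$$

**Step 5 (purpose: $N(\infty)$ becomes independent).** *$N(\infty)\cap N(v)=\emptyset$.* $\hfill(10.8)$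

Let $x\in N(\infty)\cap N(v)$. If $x$ is bad, Lemma 1 (with $v\in N(\infty)\cap N(x)$) gives a good vertex adjacent to $v$. So in any case there is a good $y\in N(\infty)\cap N(v)$. By Proposition A, $y\equiv v$, so $y\not\equiv u$ and $y\not\sim u$. Thus $y\in B'$. As $v\in N(y)\setminus N(u)$, comparability shows that $(u,y)$ is a cross pair. Since $y\sim_Le$ and $y\in D$, $\operatorname{dist}_L(\infty,y)=n-1$. Now (10.2) for $(u,v)$ and for $(u,y)$ contradict each other.

As $N(u)\subset N(v)$ and each good vertex lies in a cross pair, no good vertex has a neighbor in $N(\infty)$. By (C2), **$N(\infty)$ is independent.** So (10.1) applies to any two distinct elements of $N(\infty)$.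

## 11. A minimal cross pair, and a white far side

Fix a cross pair $(u,v)$ with $(n,|B'|)$ lexicographically minimal among all cross pairs, where $n=n(u,v)$ and $B'=N(v)\setminus N(u)$. Keep the notation of Section 10. For $x\in N(\infty)\setminus u$ the set $\xi_x=N_L(x)$ is nonempty, as $L$ is connected. By (10.8), $\varphi=0$ on $B'$ and on $N(u)\setminus\infty$.

**Claim.** $\varphi=0$ on $D_0$. $\hfill(11.1)$

Let $x\in D_0$ with $\varphi(x)=1$. Then $x\notin B'$, so by (10.6) $x\not\sim_Lv$ and $x\not\sim_Le$; hence $\xi:=\xi_x\subset D_0$. As $N(u)\cap D=\emptyset$, $N(x)=N(u)\sqcup\xi$ and $N(v)=N(u)\sqcup B'$ (disjoint unions); and $\xi\ne B'$, since there are no false twins. Steps 1 to 3 treat a *good* $x$, Step 4 a bad one.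

**Step 1: if $x$ is good, then $x\equiv u$ and $\xi\cap B'\ne\emptyset$.** Suppose $x\not\equiv u$; then $(u,x)$ is a cross pair. If $\xi\cap B'\ne\emptyset$, choose $b$ in it. As $D$ is reached only through $e$ and $x\not\sim_Le$, $\operatorname{dist}_L(\infty,x)=n$ with shortest path $f_1,\dots,f_{n-2}=e,b,x$. Now (10.6) for $(u,x)$ with *this* path gives $\xi=N_L(e)\cap D=B'$, a contradiction. If $\xi\cap B'=\emptyset$, take a shortest path in $L$ from $\infty$ to $x$ beginning with $f_1,\dots,f_{n-2}$. It avoids $v$: $v$ has distance $n$, and its neighbors $B'$ all have distance $n-1$. Its length is $\equiv n$ by (10.2). Comparing (10.4) for $(u,v)$ and for $(u,x)$, where $v$ occurs in the first and not in the second expression, we get $v\in\operatorname{span}(V\setminus v)$. The vertex $u$ is good in $S-v$, as $L-v$ is connected. The vertex $x$ is good in $S-v$: since $S/x$ is good, a bad component of $S/x-v$ would contain a neighbor of $v$ in $S/x$, that is, by (10.1), an element of $B'\cup\xi$. But $\xi$ is adjacent to $\infty$ in $S/x$ ($\omega_u=0$ on $D$), and $b\in B'$ is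 joined to $\infty$ by $b,e,f_{n-3},\dots,f_1,\infty$, whose edges persist since $\xi=0$ on these vertices. So Lemma 5(a) gives $u\equiv x$, a contradiction.

Hence $x\equiv u\not\equiv v$, and comparability of $N(x),N(v)$ gives $\xi\subsetneq B'$ or $\xi\supsetneq B'$. In particular $\xi\cap B'\neq\emptyset$.

**Step 2: $\xi\subsetneq B'$ is impossible (minimality).** $(x,v)$ would be a cross pair with $|N(v)\setminus N(x)|=|B'\setminus\xi|<|B'|$. With $b\in B'\setminus\xi$, the path $\infty,f_1,\dots,e,b,v$ exists in $S/x$: $\xi=0$ on $f_1,\dots,e,b$, and $b\sim v$ as $\beta+\xi=1$ at $b$. So $n(x,v)\le n$, contradicting minimality.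

**Step 3: $\xi\supsetneq B'$ is impossible (deletion of $x$).** Then $(v,x)$ is a cross pair. By (10.7), $x$ has coefficient $1$ in an expression of $\mathbf 1$, and $S/v-x$ is connected, so $v$ is good in $S-x$. We show that $u$ is good in $S-x$; then Lemma 5(b) gives $u\equiv v$, a contradiction.

Let $B$ be a bad component of $L-x$. In $L-x$, $\Lambda\cup\infty$ is connected, $B'\subset N(e)$ and $v\sim B'$. So $B\subset D_0\setminus B'$, and in $L$, $B$ has edges only to $B\cup x$. If $\varphi=0$ on $B$, then in $S/v$ (form $\omega_L+\varphi\wedge\beta$, root label $\omega_u+\beta$, $u\sim B'$ only) $B$ also has edges only to $B\cup x$, since $\varphi=\beta=0$ on $B$; this contradicts connectedness of $S/v-x$. So there is $z\in B$ with $\varphi(z)=1$. Then $\xi_z\subset B\cup x$, so $\xi_z\cap B'=\emptyset$. If $z$ is good, Step 1 for $z$ is contradicted. Otherwise a bad component of $S/z$ contains a good $y$ (Lemma 1). In $S/z$: $\infty\sim\xi_z\sim u$; the graph on $\Lambda\cup\infty$ is that of $L$, which is connected; each $b\in B'$ is adjacent to $e$ and to $v$, as $\xi_z$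 vanishes at $b$ and $e$. So $u,v,\Lambda,B'$ are in the $\infty$-component, and $y\in D_0$ is a good vertex of $S$. By Step 1 for $y$ there is $b\in\xi_y\cap B'$; in $S/z$ the pair $y,b$ is $1+\varphi(y)\xi_z(b)+\varphi(b)\xi_z(y)=1$, so $y$ is in the $\infty$-component, a contradiction.

So $D_0$ contains no good vertices.

**Step 4: $x$ bad is impossible.** A bad component of $S/x$ contains a good $y$. In $S/x$: $\infty\sim\xi\sim u$, and $\Lambda\cup\infty$ is as in $L$. The vertex $v$ is adjacent exactly to the symmetric difference of $B'$ and $\xi$, which is nonempty: either to some $b\in B'\setminus\xi$, which is adjacent to $e$ in $S/x$, or to some element of $\xi\setminus B'$, which is adjacent to $\infty$. So $u,v,\Lambda$ are in the $\infty$-component and $y\in D_0$, a contradiction. This proves (11.1).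

**The shape of $L$ and $S/v$.** Let $\widehat\Lambda=L[\Lambda\cup\infty]$, a connected rooted graph on $\Lambda$. Let $\Delta=(\omega_L|_{D_0};\beta)$; it is good by (10.6), with rank $\ge1$. In $L$, $D_0$ is attached by $(\beta,s)$ with $s=1$ on $e,v$ and $s=0$ elsewhere; so $L$ consists of $\widehat\Lambda$, $D_0$, and $v$ adjacent only to $B'$. By (10.1) with $x=v$, and (11.1):
$$S/v:\ \widehat\Lambda\text{ on }\Lambda\cup\infty;\ \ \Delta\text{ on }D_0\text{, attached by }(\beta,s),\ s_\infty=s_u=1,\ s_z=\varphi(z)+[z=e]\ (z\in\Lambda);\ \ u\text{ adjacent only to }B'. \tag{11.2}$$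
Indeed $\beta=0$ on $\Lambda$, $\varphi=0$ on $D_0$, and the pair $z,d$ with $z\in\Lambda$, $d\in D_0$ is $[z=e]\beta(d)+\varphi(z)\beta(d)$. Also, for $x\in\Lambda\setminus e$ with $\varphi(x)=1$, $N(x)\cap D_0=\emptyset$, since $\omega_x=\omega_u+\xi_x$ and both vanish on $D_0$.

In $G_m$: $\Lambda=\{f,e\}$, $\widehat\Lambda$ is the path $\infty-f-e$, and $D_0=\{b_1,\dots,b_m\}$ with $\Delta$ the block of Section 6.

## 12. Two words through the block $D_0$; the distances $3$ and $4$

**Lemma 7.** Suppose there is a word $G=ZG_2$ over $\Lambda\setminus e$, valid in $\widehat\Lambda$, with $|G_2|\le1$, such that $\widehat\Lambda/G$ is good with $N(e)=\{\infty\}$, and such that in $(S/v)/Z$ the attachment of $D_0$ has $s_\infty=1$. Then $u\equiv v$.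

*Proof.* Let $Q$ be an odd block word of $\Delta$. Let $\Sigma=\widehat\Lambda/G-e$, which is good, so that $\widehat\Lambda/G=\Sigma+$leaf $e$. Let $\Theta$ be its set of root neighbors, and let $J$ be the word of Lemma 2 such that $J\ell$ is full for $\Sigma+$leaf $\ell$.

**Step 1: a full word from $u$.** In $L$, pressing $G$ changes neither the attachment of $D_0$ nor $v$: by Lemma 3(a), with $s_\infty=0$ and $s_y=0$ for the letters $y$ pressed, $s$ is unchanged; and $v$ is not adjacent to $\Lambda\cup\infty$, which is preserved. Then $e$ is adjacent to $\infty$ and, via $s_e=1$, to $B'$, and to nothing else. Press $e$. By Lemma 3(a): $s_\infty=1$, $s_z=1$ for $z\in\Theta$, $s_v=1$, and $s=0$ elsewhere. There are no root neighbors outside $D_0$, and the outside form is unchanged. Press $Q$ (odd). By Lemma 3(b), the outside root label becomes $\Theta\cup\{v\}$, the outside form is unchanged (the old root label there was $0$), so it is that of $\Sigma$ and $v$ is a leaf; the leftovers of $D_0$ are attached at most to $\infty$, so each is isolated or a false twin of $v$. Then $Jv$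 is valid; after it, $\Sigma$ is exhausted, and the leftovers have vector $0$ because those with nonzero vector had the same vector as $v$. So $uGeQJv$ is full.

**Step 2: a full word from $v$.** By (11.2), $Z$ is valid in $S/v$ and acts on $\Lambda\cup\infty$ as in $\widehat\Lambda$. The vertex $u$ stays nonadjacent to $\Lambda\cup\infty$, and $s_u=1$ persists by Lemma 3(a). Let $(\Omega;\hat\varphi)$ be the outside of $D_0$ in $(S/v)/Z$: this is $\widehat\Lambda/Z$ together with $u$, where $\hat\varphi_u=0$ and $\Omega(u,\cdot)=0$. By assumption $s_\infty=1$. Press $Q$ (odd): the outside becomes $(\Omega+\hat\varphi\wedge s;\,s)$, with attachment $s_\infty=1$ and $s_z:=\hat\varphi_z$. The root label at $u$ is the old $s_u=1$, so we can press $u$. Its adjacency to $z$ is $\hat\varphi_us_z+\hat\varphi_zs_u=\hat\varphi_z$; so the outside becomes $(\Omega+\hat\varphi\wedge s+s\wedge\hat\varphi;\,\hat\varphi)=(\Omega;\hat\varphi)$. The leftovers of $D_0$ get, by Lemma 3(a), attachment $\hat\varphi_u=0$ at $\infty$ and $\hat\varphi_z+0+\hat\varphi_z=0$ at $z$: they are isolated. So we have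 reached $\widehat\Lambda/Z$, and $G_2Je$ completes it. So $vZQuG_2Je$ is full.

**Step 3: compare.** The words $uZG_2eQJv$ and $vZQuG_2Je$ share $ZQJ$. As $r=|Z|+|G_2|+|Q|+|J|+3$, their LCS is at least $r-3-|G_2|\ge r-4$. $\square$

On $G_m$ with $Z=\emptyset$, $G_2=f$, $Q=b_1\cdots b_m$, $J=\emptyset$ the two words are $uf\,e\,b_1\cdots b_m\,v$ and $v\,b_1\cdots b_m\,u\,f\,e$, the two families of Section 2.

So it suffices to produce $G$ for our minimal cross pair: then $u\equiv v$ is the final contradiction. Recall $n\ge3$, and note that $m_n=0$ on $\Lambda$, since $N_L(v)\subset D_0$.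

**The case $n=3$.** Here $e=f_1$ and $\Lambda\setminus e\subset C$. For $z\in\Lambda\cap C$, $m_3(z)=0$, so $m_1(z)=0$ by (10.3). Hence $N_{\widehat\Lambda}(e)=\{\infty\}$, and $G=\emptyset$ works; $s_\infty=1$ by (11.2).

**The case $n=4$.** Here $e=f_2$. By (10.3), $m_2=m_0$ on $\Lambda\cap C$, and both are $1$ at $f_1$. So $N_{\widehat\Lambda}(e)=N_{\widehat\Lambda}(\infty)$ and $e\not\sim\infty$. Let $f$ be a good vertex of $\widehat\Lambda$ (it is connected and has an edge); $f\ne e$. After pressing $f$, $\infty\sim e$, and the adjacency of $e$ to $z$ becomes $m_2(z)+m_0(z)=0$. So $Z=\emptyset$, $G=G_2=f$ works, with $s_\infty=1$ by (11.2).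

## 13. Distance at least $5$: a chain of cut vertices

From now on $n\ge5$.

### 13.1 The chain

**(13.1)** *If $1\le j\le n-4$ and $j\equiv n\pmod2$, then $f_j$ separates $\infty$ from $e$ in $\widehat\Lambda$, and $\widehat\Lambda-f_j$ has exactly two components.* A component of $\widehat\Lambda-f_j$ containing no $f_i$ with $0\le i\le n-2$ consists of $z\in C$ with $m_i(z)=0$ for $0\le i\le n-2$, $i\ne j$, and $m_n(z)=0$; so $m_j(z)=0$ by (10.3), which is impossible as $\widehat\Lambda$ is connected. So each component contains $f_0,\dots,f_{j-1}$ or $f_{j+1},\dots,f_{n-2}$. If $f_j$ does not separate, then $\widehat\Lambda-f_j$ is connected. Then $L-f_j$ is connected ($D$ hangs at $e\ne f_j$), and by (11.2) so is $S/v-f_j$ (as $s_\infty=1$, all components of $L[D_0]$ meet $B'$, and $u\sim B'$). So $u,v$ are good in $S-f_j$, and Lemma 5(b) with (10.4) gives $u\equiv v$, a contradiction.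

Let $c_1,\dots,c_k=e$ be the $f_j$ with $1\le j\le n-2$, $j\equiv n$, in order; $k\ge2$. For $i<k$ let $X_i$ be the set of vertices of $\widehat\Lambda-c_i$ not in the $\infty$-component, and $X_k=\emptyset$. By (13.1) $c_{i+1}\in X_i$ for $i<k$. A path from $\infty$ to a vertex of $X_{i+1}$ passes $c_{i+1}$ and before that $c_i$; and $c_i\notin X_{i+1}$, as it is reached along the $f$'s without $c_{i+1}$. So $X_{i+1}\cup c_{i+1}\subset X_i$. Put $R_i=X_i\setminus(X_{i+1}\cup c_{i+1})$ for $1\le i\le k-1$ and $R_0=\Lambda\setminus(X_1\cup c_1)$. Then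
$$\Lambda=R_0\sqcup c_1\sqcup R_1\sqcup\dots\sqcup R_{k-1}\sqcup c_k .$$
Since $X_i$ has edges only inside $X_i\cup c_i$: in $\widehat\Lambda$, $R_i$ ($i\ge1$) has edges only inside $R_i\cup\{c_i,c_{i+1}\}$, and $R_0$ only inside $R_0\cup\{\infty,c_1\}$; $\infty$ is adjacent only to $R_0\cup c_1$. Distinct $c$'s are nonadjacent, as the path is induced. In (10.3) for $z\in R_i\cap C$ only the terms of $c_i,c_{i+1}$ (for $i=0$: of $\infty$ and $c_1$) can be nonzero; for the $f$'s in $R_i$ adjacencies are read off the path. This gives (13.2):

* For $1\le i\le k-1$: $N(c_i)\cap R_i=N(c_{i+1})\cap R_i=:\beta_i\ne\emptyset$; it contains the path vertex between $c_i$ and $c_{i+1}$.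
* For $n$ even ($c_1=f_2$): $N(u)\setminus\infty=N_{\widehat\Lambda}(\infty)=:\beta_0\subset R_0$, $f_1\in\beta_0$, and $N(c_1)\cap R_0=\beta_0$.
* For $n$ odd ($c_1=f_1$): $c_1\sim\infty$ in $\widehat\Lambda$, $c_1$ has no neighbor in $R_0$, and $N(u)\setminus\infty=\{c_1\}\cup\beta_0$ with $\beta_0:=N_{\widehat\Lambda}(\infty)\cap R_0$.

Every component of $L[R_i]$ meets $\beta_i$, for all $i\ge0$, because $\widehat\Lambda$ is connected.

### 13.2 Black vertices in $\Lambda$

Recall $\varphi=0$ on $N(u)\setminus\infty$, $B'$ and $D_0$. Edges in $S/x$ are computed by (10.1).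

**(13.3)** *If $x\in\Lambda\setminus e$ is a good vertex, then $\xi_x\subset N(u)$.* If $x\not\equiv v$: $N(x),N(v)$ are comparable and $B'\cap N(x)=\emptyset$, so $N(x)\subset N(v)\setminus B'=N(u)$; as $\xi_x=\omega_u+\omega_x$, $\xi_x\subset N(u)$. If $x\equiv v$, then $x\not\equiv u$ and $N(x),N(u)$ are comparable. If $N(x)\subsetneq N(u)$, then again $\xi_x\subset N(u)$. Otherwise $(u,x)$ is a cross pair. By (10.7), $x$ has coefficient $1$ in an expression of $\mathbf 1$ and $L-x$ is connected. As $D$ hangs on $\widehat\Lambda$ only at $e\ne x$, $\widehat\Lambda-x$ is connected, hence by (11.2) $S/v-x$ is connected. So $u,v$ are good in $S-x$, and Lemma 5(b) gives $u\equiv v$, a contradiction.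

**(13.4)** *$\varphi(e)=0$.* Suppose $\varphi(e)=1$. Then $\xi_e=\beta_{k-1}\cup B'$, which is disjoint from $N(u)$ as $k-1\ge1$.

*$e$ is good.* Otherwise let $y$ be good in a bad component of $S/e$. There $\infty\sim\xi_e\sim u$ and $v\sim\beta_{k-1}$. So $u,v$ are in the $\infty$-component, $D_0$ is white, and $y\in\Lambda\setminus e$. Take $w\in\xi_y\subset N(u)$, by (13.3). In $S/e$, $\infty\sim w$ (value $1+\xi_e(w)=1$), and the pair $y,w$ is $1+\varphi(y)\xi_e(w)+\varphi(w)\xi_e(y)=1$, a contradiction.

So $e\in N^*$ and $N(e)=N(u)\sqcup\xi_e\supsetneq N(v)$. If $e\not\equiv u$, then $(u,e)$ is a cross pair with $n(u,e)=n-2$, contradicting minimality. Otherwise $e\not\equiv v$, and $(v,e)$ is a cross pair with $n(v,e)\le n-2$, since the path $\infty,f_1,\dots,f_{n-3},e$ exists in $S/v$ by (11.2); a contradiction.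

**(13.5)** *If $x\in\Lambda$ and $\varphi(x)=1$, then $\xi_x\cap N(u)\ne\emptyset$.* Suppose $\xi_x\cap N(u)=\emptyset$; $x\ne e$ by (13.4). If $x$ is bad, let $y$ be good in a bad component of $S/x$. There $\infty\sim\xi_x$, $u\sim\xi_x$, $v\sim\xi_x$ (as $\xi_x\cap B'=\emptyset$), and $\xi_x\ne\emptyset$. So $y\in\Lambda\setminus e$. For $w\in\xi_y\subset N(u)$ we have $\xi_x(w)=0=\varphi(w)$, so $\infty\sim w\sim y$ in $S/x$, a contradiction. So $x$ is good, and then $\emptyset\neq\xi_x\subset N(u)$ by (13.3), a contradiction.

### 13.3 Odd distance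

**Step 1: $\varphi=0$ on $\Lambda\setminus R_0$.** Let $x\in\Lambda\setminus R_0$ with $\varphi(x)=1$. Then $x\ne c_1$ (as $c_1\in N(u)$), $x\neq e$, and $x$ has no $L$-neighbor in $R_0$. By (13.5) $x\sim_Lc_1$; so $x\in\beta_1$, and $c_1,c_2\in\xi_x$ while $c_2\notin N(u)$. By (13.3) $x$ is bad. Let $y$ be good in a bad component of $S/x$. There $\infty\sim c_2$, $u\sim c_2$, $v\sim c_2$; so $y\in\Lambda\setminus e$ and $\emptyset\neq\xi_y\subset N(u)$. If $c_1\in\xi_y$, then $y\in\beta_1$ and $c_2\in\xi_y$, a contradiction. So there is $w\in\xi_y\cap\beta_0$. As $\xi_x(w)=0=\varphi(w)$, $\infty\sim w\sim y$ in $S/x$, a contradiction.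

**Step 2: construct $G$.** Let $Q_i$ be an odd block word of $(\omega_L|_{R_i};\beta_i)$ for $1\le i\le k-1$ (good of rank $\ge1$ by (13.2)), and
$$G=Z=c_1Q_1c_2Q_2\cdots c_{k-1}Q_{k-1},\qquad G_2=\emptyset.$$
*Claim, for $1\le i\le k$:* in $S/v$ after $c_1Q_1\cdots c_{i-1}Q_{i-1}$, the edges among $u,D_0,R_0,c_i,R_i,\dots,c_k$ are as in $S/v$; the root neighbors are $c_i$, $\beta_0$, $B'$ and possibly some leftovers; leftovers (from $R_1,\dots,R_{i-1}$) are adjacent at most to $\infty$.

For $i=1$ this is (11.2). Step $i\to i+1$, $i<k$: by (11.2) neither $c_i$ nor $R_i$ is adjacent to $D_0$, as they are white and different from $e$. So $N(c_i)=\{\infty\}\cup\beta_i$. Pressing $c_i$ makes $\beta_i$ the root neighborhood and toggles $\beta_i$ against $\beta_0$, $B'$ and the root-adjacent leftovers; these pairs were all nonadjacent. Now $\infty$ has no neighbors outside $R_i$, and $R_i$, with unchanged inner form, is attached by $(\beta_i,s)$ with $s=1$ exactly on $\infty$, $c_{i+1}$, $\beta_0$, $B'$ and those leftovers. By Lemma 3(b), after $Q_i$ the root neighbors outside $R_i$ are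 exactly $c_{i+1},\beta_0,B'$ and those leftovers, outside edges are unchanged, and the rest of $R_i$ is adjacent at most to $\infty$. This is the claim for $i+1$.

**Step 3: apply Lemma 7.** For $i=k$: $B'$ is adjacent to $\infty$, so $s_\infty=1$ for $D_0$ after $vZ$. Restricting to $\Lambda$, where the process is that of $\widehat\Lambda$, we see that $G$ is valid in $\widehat\Lambda$ and that in $\widehat\Lambda/G$ we have $N(e)=\{\infty\}$; what is left besides $e$ and leftovers is $R_0$ with root neighborhood $\beta_0$, so $\widehat\Lambda/G$ is good, since all components of $L[R_0]$ meet $\beta_0$. Lemma 7 gives $u\equiv v$, a contradiction.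

### 13.4 Even distance

Now $n\ge6$ is even.

**Step 1: $\varphi(c_1)=0$.** Suppose $\varphi(c_1)=1$. Since $c_1\ne e$ and $\xi_{c_1}=\beta_0\cup\beta_1\not\subset N(u)$, $c_1$ is bad by (13.3). Let $y$ be good in a bad component of $S/c_1$. There $\infty$ is adjacent exactly to $\beta_1$ (root label $\omega_u+\xi_{c_1}$), $u\sim\beta_0\cup\beta_1$, and $v\sim\beta_1$. So $u,v,\beta_0$ are in the $\infty$-component, $y\in\Lambda\setminus e$, and $\xi_y\subset\beta_0$ by (13.3).

If $\xi_y=\beta_0$, then $\omega_y=\omega_u+\xi_y=0$ and $N(y)=\{\infty\}$; pressing $y$ isolates $\infty$ while the rank is $r-1>0$, so $S/y$ has edges but none at $\infty$, and $y$ is not good. Let us record this: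
$$\text{a good vertex }y\in\Lambda\setminus e\text{ has }\emptyset\ne\xi_y\subsetneq\beta_0. \tag{13.6}$$
So let $w\in\beta_0\setminus\xi_y$. In $S/c_1$ the pair $y,w$ is $0+\varphi(y)\xi_{c_1}(w)+\varphi(w)\xi_{c_1}(y)=1$, a contradiction.

**Step 2: $\Lambda$ contains no good vertex.** Let $y\in\Lambda$ be good; $y\ne e$ by (13.4). By (13.6), $\emptyset\ne\xi_y\subsetneq\beta_0$; so $y\in R_0$, as $y\ne c_1$. Let $w\in\beta_0\setminus\xi_y$ and $w'\in\xi_y$. In $S/y$: $\infty\sim w$; $w\sim c_1\sim w'$, as $\varphi(c_1)=\varphi(w)=\varphi(w')=0$; and $u\sim w'$, $v\sim w'$. So $u,v$ have distance at most $4$ from $\infty$ in $S/y$. Now $N(y)=N(u)\setminus\xi_y\subsetneq N(u)\subsetneq N(v)$, and $y\not\equiv u$ or $y\not\equiv v$. So $(y,u)$ or $(y,v)$ is a cross pair with first parameter at most $4<n$, contradicting minimality.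

**Step 3: $\varphi=0$ on $\Lambda$ except possibly at one vertex $x_0\in R_0$ with $\xi_{x_0}=\beta_0$.** Let $x\in\Lambda$ with $\varphi(x)=1$. By (13.5) and Step 1, $x\in R_0$ and $\xi_x\cap\beta_0\ne\emptyset$. By Step 2, $x$ is bad, so a bad component of $S/x$ contains a good $y$, and $y\in\{u,v\}$, since $D_0$ is white. If there is $w\in\beta_0\setminus\xi_x$, then with $w'\in\beta_0\cap\xi_x$ we have in $S/x$: $\infty\sim w\sim c_1\sim w'$ and $u,v\sim w'$, a contradiction. If $\beta_0\subset\xi_x$ and there is $z\in\xi_x\setminus\beta_0$: $\infty\sim z$, $u\sim z$, $v\sim z$, a contradiction. So $\xi_x=\beta_0$ and $N(x)=\{\infty\}$. Two such vertices would be false twins.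

**Step 4: construct $G$.** If $x_0$ exists, replace $R_0$ by $R_0\setminus x_0$. Still each component of $L[R_0]$ meets $\beta_0$, as $x_0$ is adjacent in $L$ only to $\beta_0$, and $x_0\notin\beta_0$. (If $x_0$ does not exist, ignore it below.) Let $Q_i$ be an odd block word of $(\omega_L|_{R_i};\beta_i)$ for $0\le i\le k-1$.

*Claim $\mathcal S_i$ ($0\le i\le k-1$):* in $S/v$ after $Q_0c_1Q_1c_2\cdots Q_{i-1}c_i$, the edges among $u,D_0,R_i,c_{i+1},R_{i+1},\dots,c_k$ are as in $S/v$; the root neighbors are exactly $\beta_i$ and $B'$; $x_0$ is adjacent exactly to $\beta_i\cup B'$; each leftover (from $R_0,\dots,R_{i-1}$) is isolated or adjacent exactly to $\beta_i$; in the latter case we call it *active*.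

$\mathcal S_0$ holds by (11.2), with $s_{x_0}=\varphi(x_0)=1$. Step $i\to i+1$, $i\le k-2$: by (11.2) $R_i$ is not adjacent to $D_0$, as it is white. So $R_i$ is attached by $(\beta_i,s)$ with $s=1$ exactly on $\infty,c_{i+1},x_0$ and the active leftovers, and the root label outside $R_i$ is $B'$. *Press $Q_i$* (odd). By Lemma 3(b) the root neighbors outside $R_i$ are now $c_{i+1},x_0$ and the active leftovers. Pairs between $B'$ and $\{c_{i+1},x_0,\text{active}\}$ are toggled: $c_{i+1}\sim B'$ (it was not, being white and $\ne e$), $x_0\not\sim B'$, active leftovers $\sim B'$. The new attachment of the rest of $R_i$ is $s_\infty=1$, $s_z=[z\in B']$; so these vertices are isolated or adjacent exactly to $\infty$ and $B'$, just like the active ones; call these active too. *Press $c_{i+1}$:* now $N(c_{i+1})=\{\infty\}\cup\beta_{i+1}\cup B'$. The root neighbors become $\beta_{i+1}$ and $B'$. The pairs between $\{x_0,\text{active}\}$ and $\beta_{i+1}\cup B'$ are toggled, so $x_0$ becomes adjacent exactly to $\beta_{i+1}\cup B'$ and active leftovers exactly to $\beta_{i+1}$. Nothing else changes. This is $\mathcal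 S_{i+1}$.

Let
$$G=Q_0c_1Q_1c_2\cdots Q_{k-2}c_{k-1}Q_{k-1},$$
$G_2$ its last letter (the last letter of $Q_{k-1}$), and $Z$ the rest.

**Step 5: apply Lemma 7.** In $\mathcal S_{k-1}$, $R_{k-1}$ is attached by $(\beta_{k-1},s)$ with $s=1$ exactly on $\infty,e,x_0$ and active leftovers. The part of $Z$ in $Q_{k-1}$ has even length, so by Lemma 3(b) the outside is unchanged after $vZ$ and $\infty\sim B'$: $s_\infty=1$ for $D_0$. Now restrict to $\Lambda$, i.e. work in $\widehat\Lambda$. In $\mathcal S_{k-1}$ there are then no root neighbors outside $R_{k-1}$ and no edges among $e,x_0$ and leftovers. So after all of $G$ (the whole $Q_{k-1}$ is odd) the root neighbors are $e$, $x_0$, active leftovers, and some remaining vertices of $R_{k-1}$; the outside form is unchanged, the new attachment is $s_z=0$ for $z\neq\infty$, and all edges are at $\infty$. So $G$ is valid in $\widehat\Lambda$, and $\widehat\Lambda/G$ is good with $N(e)=\{\infty\}$. Lemma 7 gives $u\equiv v$, a contradiction.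

All values $n\ge3$ lead to a contradiction, so there is no counterexample: $M(S)$ is connected for every good $S$, which is Theorem 1. $\blacksquare$
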